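\title{Strictly ergodic models for the dynamical cubes\\ of two commuting transformations}

\begin{abstract}
Let $S$ and $T$ be commuting invertible measure preserving transformations of a standard probability space that generate an ergodic $\mathbb Z^2$-action. We show that the system has a strictly ergodic topological model whose cube space, the closure of the set of points $(y,S^iy,T^jy,S^iT^jy)$, is strictly ergodic under the group generated by the face and diagonal transformations. This answers a question of Donoso and Sun. The proof isolates a factor, a two-sided skew product over the factors of $S$-invariant and of $T$-invariant sets, that carries all the relations between the four vertices of a cube. A relative, cocycle-equivariant version of the Jewett--Krieger theorem then produces a model in which these relations are continuous. The same factor is characteristic for the natural cubic seminorm, and we describe the systems on which this seminorm is a norm.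
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
A \emph{system} $(X,\mu,S,T)$ is a standard probability space $(X,\mathcal X,\mu)$ with two commuting invertible measure preserving transformations $S,T\colon X\to X$. It is \emph{ergodic} if the $\mathbb Z^2$-action generated by $S$ and $T$ is ergodic; neither $S$ nor $T$ has to be ergodic by itself. A \emph{topological model} of the system is a compact metric space $\widehat X$ with commuting homeomorphisms $\widehat S,\widehat T$ and a Borel probability measure $\widehat\mu$ invariant under both, such that $(X,\mu,S,T)$ and $(\widehat X,\widehat\mu,\widehat S,\widehat T)$ are measure-theoretically isomorphic. A compact metric space with a group acting by homeomorphisms is \emph{uniquely ergodic} if it has exactly one invariant Borel probability measure, \emph{minimal} if it has no closed invariant subset other than itself and the empty set, and \emph{strictly ergodic} if it is both.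

Let $Y$ be a compact metric space with commuting homeomorphisms $S,T$. Its \emph{cube space} is
\[
\mathbf Q_{S,T}(Y)=\overline{\{(y,S^iy,T^jy,S^iT^jy)\colon y\in Y,\ i,j\in\mathbb Z\}}\subseteq Y^4 .
\]
We write its points as $(x_0,x_1,x_2,x_3)$ and think of them as squares whose edges $x_0x_1$ and $x_2x_3$ point in the direction of $S$ and whose edges $x_0x_2$ and $x_1x_3$ point in the direction of $T$. Let $\mathcal G_{S,T}$ be the group generated by the two \emph{face transformations}
\[
\mathrm{id}\times S\times\mathrm{id}\times S,\qquad \mathrm{id}\times\mathrm{id}\times T\times T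
\]
and the two \emph{diagonal transformations} $S\times S\times S\times S$ and $T\times T\times T\times T$. This group is abelian, and it preserves $\mathbf Q_{S,T}(Y)$ because each generator permutes the points $(y,S^iy,T^jy,S^iT^jy)$. Donoso and Sun \cite{DS} asked the following.

\medskip
\noindent\textbf{Question.} \emph{Does every ergodic system $(X,\mu,S,T)$ have a topological model $(\widehat X,\widehat S,\widehat T)$ such that $(\mathbf Q_{\widehat S,\widehat T}(\widehat X),\mathcal G_{\widehat S,\widehat T})$ is strictly ergodic?}
\medskip

Huang, Shao and Ye gave an affirmative answer in the case $S=T$. We show that the answer is yes in general.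

To see what the property measures, note that the four generators define a $\mathbb Z^4$-action on the cube space. If it is uniquely ergodic, then averages of continuous functions over boxes in $\mathbb Z^4$ converge uniformly to a constant (Lemma~\ref{lem:top}). Evaluating at the points $(x,x,x,x)$, one finds that for all $f_0,\dots,f_3\in C(\widehat X)$ the cubic averages
\[
\frac1{N^4}\sum_{0\le i,j,k,l<N}f_0(\widehat S^k\widehat T^lx)\,f_1(\widehat S^{k+i}\widehat T^lx)\,f_2(\widehat S^k\widehat T^{l+j}x)\,f_3(\widehat S^{k+i}\widehat T^{l+j}x)
\]
converge as $N\to\infty$, uniformly in $x\in\widehat X$. So the question asks for a model in which cubic averages behave as well as ordinary ergodic averages do in a uniquely ergodic system.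

Two cases can be settled at once. Suppose first that $T=\mathrm{id}$, and let $(\widehat X,\widehat S)$ be any strictly ergodic model of $(X,\mu,S)$; that one exists is the Jewett--Krieger theorem. By minimality the cube space is $\{(x,y,x,y)\colon x,y\in\widehat X\}$, a copy of $\widehat X^2$ on which the group is generated by $\mathrm{id}\times\widehat S$ and $\widehat S\times\mathrm{id}$. The only invariant measure is $\widehat\mu\times\widehat\mu$, and it has full support (Lemma~\ref{lem:top}(c),(d)). Suppose next that $S=T$ is the rotation by an irrational $\alpha$ on $\mathbb T=\mathbb R/\mathbb Z$. The cube space is the subgroup $\{x_1-x_0=x_3-x_2\}$ of $\mathbb T^4$, and the group acts on it by a dense group of translations, so the action is strictly ergodic.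

These cases suggest a positive answer, and the second one shows where the difficulty lies. The product measure $\widehat\mu^{\times 4}$ is invariant under all four generators. Hence a model whose cube space is all of $\widehat X^4$ can only work if $\widehat\mu^{\times4}$ is the right limit of the cubic averages. For the rotation it is not, and the model works because the relation $x_1-x_0=x_3-x_2$ is a \emph{closed} condition that cuts the cube space out of $\mathbb T^4$. In a general system the analogous relations are expressed by measurable functions. One has to find them all and then build a model in which they are continuous.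

\subsection{Results}
Functions, $\sigma$-algebras and factors are taken modulo null sets. For a sub-$\sigma$-algebra $\mathcal A$ of $\mathcal X$, the \emph{relatively independent product} $\mu\times_{\mathcal A}\mu$ is the probability measure on $X^2$ with
\[
\int f\otimes g\,d(\mu\times_{\mathcal A}\mu)=\int\mathbb E(f|\mathcal A)\,\mathbb E(g|\mathcal A)\,d\mu .
\]
Let $I(S)$ and $I(T)$ be the $\sigma$-algebras of $S$-invariant and of $T$-invariant sets. Put $\mu_S=\mu\times_{I(S)}\mu$. This measure is $T\times T$-invariant; let $\mathcal I$ be the $\sigma$-algebra of $T\times T$-invariant sets of $(X^2,\mu_S)$. The \emph{cube measure} is $\mu_{S,T}=\mu_S\times_{\mathcal I}\mu_S$ on $X^4$, that is,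
\begin{equation}\label{eq:cubemeasure}
\int f_0\otimes f_1\otimes f_2\otimes f_3\,d\mu_{S,T}=\int\mathbb E_{\mu_S}(f_0\otimes f_1|\mathcal I)\,\mathbb E_{\mu_S}(f_2\otimes f_3|\mathcal I)\,d\mu_S .
\end{equation}
For $f\in L^\infty(\mu)$ define $\|f\|_{S,T}\ge0$ by
\[
\|f\|_{S,T}^4=\int f\otimes\bar f\otimes\bar f\otimes f\,d\mu_{S,T}=\bigl\|\mathbb E_{\mu_S}(f\otimes\bar f|\mathcal I)\bigr\|_2^2 .
\]

\begin{theorem}\label{thm:main}
Every ergodic system $(X,\mu,S,T)$ has a strictly ergodic topological model $(\widehat X,\widehat S,\widehat T)$ such that $(\mathbf Q_{\widehat S,\widehat T}(\widehat X),\mathcal G_{\widehat S,\widehat T})$ is strictly ergodic. The unique invariant measure on the cube space is $\widehat\mu_{\widehat S,\widehat T}$.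
\end{theorem}

The relations between the vertices of a cube come from a factor of a special form.

\begin{definition}\label{def:twosided}
Let $(\widehat W_1,t)$ and $(\widehat W_2,s)$ be strictly ergodic homeomorphisms of compact metric spaces, let $M_1,M_2$ be closed subgroups of a compact metrizable group $K$, let $D=M_1kM_2$ be a double coset, and let $u\colon\widehat W_1\to M_1$ and $v\colon\widehat W_2\to M_2$ be continuous. The associated \emph{two-sided skew product} is the space $\widehat W_1\times\widehat W_2\times D$ with the homeomorphisms
\begin{equation}\label{eq:twosided}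
\widehat T(w_1,w_2,d)=(tw_1,w_2,u(w_1)d),\qquad \widehat S(w_1,w_2,d)=(w_1,sw_2,d\,v(w_2)^{-1}).
\end{equation}
\end{definition}

The two maps commute: both compositions send $(w_1,w_2,d)$ to $(tw_1,sw_2,u(w_1)\,d\,v(w_2)^{-1})$. The irrational rotation with $S=T$ is the case in which $\widehat W_1,\widehat W_2$ are points, $M_1=M_2=K=\mathbb T$, $u=\alpha$ and $v=-\alpha$.

\begin{theorem}\label{thm:strong}
Let $(X,\mu,S,T)$ be an ergodic system.
\begin{itemize}
\item[(i)] There are a uniquely ergodic topological system $\widehat Z$ and a measurable factor map $\zeta\colon X\to\widehat Z$ such that \emph{every} strictly ergodic model of $X$ on which $\zeta$ is almost everywhere equal to a continuous equivariant map has the property in Theorem~\ref{thm:main}. Such models exist.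
\item[(ii)] One can take for $\widehat Z$ a two-sided skew product $\widehat W_1\times\widehat W_2\times D$ in which $(\widehat W_1,t)$ and $(\widehat W_2,s)$ are strictly ergodic models of the factors $I(S)$, acted on by $T$, and $I(T)$, acted on by $S$. If $\mathcal Z$ is the $\sigma$-algebra generated by $\zeta$, then for $f\in L^\infty(\mu)$
\[
\|f\|_{S,T}=0\iff\mathbb E(f|\mathcal Z)=0 .
\]
\item[(iii)] The following are equivalent: \textup{(a)} $\|\cdot\|_{S,T}$ is a norm on $L^\infty(\mu)$; \textup{(b)} $X$ is isomorphic to a uniquely ergodic two-sided skew product with its invariant measure; \textup{(c)} $X$ is a factor of $(Y_1\times Y_2,\ S=\mathrm{id}\times\tau_2,\ T=\tau_1\times\mathrm{id})$ with the product measure, for some ergodic transformations $(Y_1,\tau_1)$ and $(Y_2,\tau_2)$.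
\end{itemize}
\end{theorem}

\subsection{Plan of the proof}
Section~\ref{sec:background} shows that the cube measure is an invariant measure of full support on the cube space of every strictly ergodic model, so that only uniqueness is at stake. Section~\ref{sec:torus} proves uniqueness by hand for a system on $\mathbb T^3$, and Section~\ref{sec:criterion} extracts from that computation a criterion: uniqueness holds once $I(S)$ and $\mathcal I$ are described by suitable continuous functions. Section~\ref{sec:structure} finds measurable functions of the required kind. Section~\ref{sec:uniform} explains how to make them continuous; the tool is a uniformization theorem (Theorem~\ref{thm:unif}). Sections~\ref{sec:Z} and~\ref{sec:seminorm} prove the two theorems above. The uniformization theorem is proved in Section~\ref{sec:unifproof}, which depends only on its statement and on Lemma~\ref{lem:spectrum}.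

\section{Background and the cube measure}\label{sec:background}

\subsection{Measure theory}
After removing an invariant null set we assume that all measure preserving actions are Borel actions on standard Borel spaces. We write $Tf=f\circ T$. The following facts are used freely.

If $\mathcal A\subset\mathcal X$ is a $\sigma$-algebra invariant under the action, there is a factor map $w\colon X\to W$ onto an action on a standard probability space $(W,\nu)$ such that the $\mathcal A$-measurable functions are exactly the functions almost everywhere equal to Borel functions of $w$; we say that $w$ \emph{generates} $\mathcal A$. A factor map that generates $\mathcal X$ is an isomorphism. There is a disintegration $\mu=\int\mu_w\,d\nu(w)$ into probability measures carried by the fibers, and $\mu\times_{\mathcal A}\mu=\int\mu_w\times\mu_w\,d\nu(w)$. In particular both marginals of $\mu\times_{\mathcal A}\mu$ are $\mu$, and an $\mathcal A$-measurable function $\varphi$ satisfies $\varphi(x)=\varphi(x')$ for $(\mu\times_{\mathcal A}\mu)$-almost every $(x,x')$.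

A \emph{F\o lner sequence} in a countable abelian group $G$ is a sequence of finite sets $Q_L$ with $|Q_L\triangle(Q_L+\gamma)|/|Q_L|\to0$ for each $\gamma\in G$; boxes in $\mathbb Z^d$ are the basic example. The \emph{mean ergodic theorem} says that for a measure preserving action of $G$ and $g\in L^2$ the averages $|Q_L|^{-1}\sum_{\gamma\in Q_L}g(\gamma x)$ converge in $L^2$ to the conditional expectation of $g$ on the invariant $\sigma$-algebra.

Since $T$ commutes with $S$, it preserves $I(S)$, and $\mathbb E(Tf|I(S))=T\,\mathbb E(f|I(S))$. Therefore $\int Tf\otimes Tg\,d\mu_S=\int T\bigl(\mathbb E(f|I(S))\,\mathbb E(g|I(S))\bigr)d\mu=\int f\otimes g\,d\mu_S$, which is the $T\times T$-invariance of $\mu_S$ used to define $\mathcal I$.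

\subsection{Unique ergodicity}

\begin{lemma}\label{lem:top}
Let a countable abelian group $G$ with a F\o lner sequence $(Q_L)$ act by homeomorphisms on a nonempty compact metric space $Y$.
\begin{itemize}
\item[(a)] There is an invariant Borel probability measure. The ergodic ones are the extreme points of the set of invariant ones, and there is at least one.
\item[(b)] The action is uniquely ergodic if and only if for every $q\in C(Y)$ the averages $|Q_L|^{-1}\sum_{\gamma\in Q_L}q(\gamma y)$ converge uniformly to a constant. The constant is then the integral of $q$.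
\item[(c)] The action is strictly ergodic if and only if it is uniquely ergodic and the invariant measure has full support.
\item[(d)] Suppose that the action is uniquely ergodic with measure $m$. Let $Y'$ be a compact metric space and $\rho$ a probability measure on $Y'\times Y$ invariant under all maps $\mathrm{id}\times\gamma$. Then $\rho=\rho'\times m$, where $\rho'$ is the marginal of $\rho$ on $Y'$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) is the Markov--Kakutani fixed point theorem, the standard description of ergodic measures and the Krein--Milman theorem. For (b), let $m$ be the only invariant measure and suppose that the averages of $q$ at points $y_k$ along $L_k\to\infty$ stay at distance at least $\varepsilon$ from $\int q\,dm$. A weak* limit point of the measures $|Q_{L_k}|^{-1}\sum_{\gamma\in Q_{L_k}}\delta_{\gamma y_k}$ is invariant and differs from $m$, a contradiction. Conversely, integrating a uniform limit shows that all invariant measures give $q$ the same integral. For (c), the support of an invariant measure is a nonempty closed invariant set, and by (a) every nonempty closed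 invariant set contains the support of an invariant measure. For (d), let $q'\in C(Y')$ and $q\in C(Y)$. In $\int q'\otimes q\,d\rho$ we may replace $q$ by its averages, and by (b) the integral equals $\int q'\,d\rho'\int q\,dm$.
\end{proof}

\subsection{The cube measure lives on the cube space}
The cube measure arises from averaging the distribution of $(x,S^ix,T^jx,S^iT^jx)$, first over $i$ and then over $j$.

\begin{lemma}\label{lem:cube}
\textup{(a)} For every system and all $f_0,\dots,f_3\in L^\infty(\mu)$,
\[
\int\bigotimes_{k=0}^3f_k\,d\mu_{S,T}=\lim_{N\to\infty}\frac1N\sum_{j<N}\ \lim_{N'\to\infty}\frac1{N'}\sum_{i<N'}\int f_0\cdot S^if_1\cdot T^jf_2\cdot S^iT^jf_3\,d\mu .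
\]
\textup{(b)} Let $X$ be a compact metric space, $S,T$ commuting homeomorphisms and $\mu$ an invariant measure. Then $\mu_{S,T}$ is $\mathcal G_{S,T}$-invariant and is carried by $\mathbf Q_{S,T}(X)$. If $\mu$ has full support, the support of $\mu_{S,T}$ is $\mathbf Q_{S,T}(X)$.
\end{lemma}

\begin{proof}
(a) The integrand is $(f_0\,T^jf_2)\cdot S^i(f_1\,T^jf_3)$. By the mean ergodic theorem for $S$ the inner limit is
\[
\int f_0\,T^jf_2\cdot\mathbb E(f_1\,T^jf_3|I(S))\,d\mu=\int(f_0\otimes f_1)\cdot(T\times T)^j(f_2\otimes f_3)\,d\mu_S .
\]
By the mean ergodic theorem for $T\times T$ the averages over $j$ tend to $\int(f_0\otimes f_1)\,\mathbb E_{\mu_S}(f_2\otimes f_3|\mathcal I)\,d\mu_S$, which is the right side of \eqref{eq:cubemeasure}.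

(b) Let $\lambda_{i,j}$ be the image of $\mu$ under $x\mapsto(x,S^ix,T^jx,S^iT^jx)$. It is carried by the cube space and invariant under the diagonal transformations. Tensor products span a dense subspace of $C(X^4)$, so (a) and its proof say that the averages of $\lambda_{i,j}$ over $i$ converge weak* to a measure $\lambda_j$ and that the averages of $\lambda_j$ converge to $\mu_{S,T}$. Being carried by a closed set and being invariant under a homeomorphism pass to such limits. The first face transformation maps $\lambda_{i,j}$ to $\lambda_{i+1,j}$, so it fixes every $\lambda_j$ and hence $\mu_{S,T}$. The second maps $\lambda_{i,j}$ to $\lambda_{i,j+1}$, hence $\lambda_j$ to $\lambda_{j+1}$, so it fixes $\mu_{S,T}$.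

Let $\mu$ have full support and let $O\subset X$ be open and nonempty. The Cauchy--Schwarz inequality, applied twice, gives
\[
\mu_{S,T}(O^4)=\|\mathbb E_{\mu_S}(1_{O\times O}|\mathcal I)\|_2^2\ge\mu_S(O\times O)^2=\|\mathbb E(1_O|I(S))\|_2^4\ge\mu(O)^4>0 .
\]
So every point $(x,x,x,x)$ lies in the support of $\mu_{S,T}$. The support is closed and $\mathcal G_{S,T}$-invariant, so it contains all points $(x,S^ix,T^jx,S^iT^jx)$ and their limits.
\end{proof}

By Lemma~\ref{lem:top}(c), a strictly ergodic model has the property in Theorem~\ref{thm:main} if and only if its cube space carries only one invariant measure. Minimality comes for free.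

\section{A model case on the three-torus}\label{sec:torus}

The rotation shows one relation between the vertices of a cube, but there $I(S)$ and $I(T)$ are trivial. The smallest example in which all parts of the factor $\widehat Z$ appear is the following. Let $\alpha,\beta$ be irrational, let $\mu$ be Lebesgue measure on $X=\mathbb T^3$, and put
\[
T(a,b,d)=(a+\alpha,\,b,\,d+a),\qquad S(a,b,d)=(a,\,b+\beta,\,d-b).
\]
This is a two-sided skew product with $\widehat W_1=\widehat W_2=\mathbb T$, $K=M_1=M_2=D=\mathbb T$, $u(a)=a$ and $v(b)=b$. Write $e(\theta)=\exp(2\pi i\theta)$.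

\emph{The map $\tau(a,d)=(a+\alpha,d+a)$ of $\mathbb T^2$ is uniquely ergodic.} Let $m$ be $\tau$-invariant and $\widehat m(k,n)=\int e(ka+nd)\,dm$. The marginal of $m$ in $a$ is invariant under an irrational rotation, so it is Lebesgue measure, and $\widehat m(k,0)=0$ for $k\ne0$. Invariance gives $\widehat m(k,n)=e(k\alpha)\,\widehat m(k+n,n)$, so $|\widehat m(k+jn,n)|$ does not depend on $j$. For fixed $n$ the numbers $\widehat m(k,n)$ are the Fourier coefficients of the bounded function $\mathbb E_m(e(nd)\,|\,a)$ on the circle, so they tend to $0$ as $|k|\to\infty$. Hence $\widehat m(k,n)=0$ for $n\neq0$, and $m$ is Lebesgue measure. After the change of sign $d\mapsto-d$, the same holds for $\tau'(b,d)=(b+\beta,d-b)$.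

\emph{The relations.} We have $S^i(a,b,d)=(a,b+i\beta,d-v_i(b))$, where $v_i(b)$ depends only on $i$ and $b$, and $T$ does not change $b$. So moving along either $S$-edge of the square $(x,S^ix,T^jx,S^iT^jx)$ changes the third coordinate by the same amount $-v_i(b)$. Writing $x_k=(a_k,b_k,d_k)$, the cube space is therefore contained in the closed subgroup
\[
\Sigma=\{a_0=a_1,\ a_2=a_3,\ b_0=b_2,\ b_1=b_3,\ d_1-d_0=d_3-d_2\}\subset X^4,
\]
a torus with coordinates $(a_0,b_0,d_0;\,b_1,d_1;\,a_2,d_2)$.

\emph{Uniqueness.} Let $\lambda$ be an invariant measure on the cube space. In these coordinates $\mathrm{id}\times\mathrm{id}\times T\times T$ acts as $\tau$ on $(a_2,d_2)$ and fixes the other five coordinates. By Lemma~\ref{lem:top}(d), $\lambda$ is the product of Lebesgue measure in $(a_2,d_2)$ and its marginal on the other coordinates. On these, $\mathrm{id}\times S\times\mathrm{id}\times S$ acts as $\tau'$ on $(b_1,d_1)$ and fixes $x_0$, so Lebesgue measure in $(b_1,d_1)$ splits off as well. The distribution of $x_0$ is invariant under $T$, so it is Lebesgue measure in $(a_0,d_0)$ times a measure in $b_0$,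 and invariance under $S$ makes the latter Lebesgue measure too. Thus $\lambda$ is Haar measure on $\Sigma$; consequently the cube space is $\Sigma$, it is strictly ergodic, and $\mu_{S,T}$ is Haar measure on $\Sigma$.

\emph{The $\sigma$-algebras.} Since $S$ fixes $a$ and acts ergodically in $(b,d)$, the coordinate $a$ generates $I(S)$, and $\mu_S$ is Lebesgue measure on $\{a=a'\}\subset X^2$. In the coordinates $(a,d;\,b,b',d'-d)$ the map $T\times T$ acts as $\tau$ on $(a,d)$ and fixes the rest. So $\mathcal I$ is generated by $b$, $b'$ and $d'-d$. The last three relations that define $\Sigma$ say precisely that the two $S$-edges of a cube have the same $\mathcal I$-coordinates, and the first two say that the endpoints of an $S$-edge have the same $I(S)$-coordinate.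

A general system differs from this one in three ways. It need not be a two-sided skew product; we shall see that it has a factor of this shape, with a possibly nonabelian group, that describes $I(S)$ and $\mathcal I$. The functions $u,v$ obtained in this way are only measurable. And the topology constructed on the factor has to be extended to a strictly ergodic model of the whole system.

\section{A criterion for strict ergodicity of the cube space}\label{sec:criterion}

When $X$ is a proper extension of a two-sided skew product there are no coordinates as in Section~\ref{sec:torus}. The mean ergodic theorem replaces them: averaging along a face transformation projects a function onto $I(S)$ or $\mathcal I$, and the relations transport the projected function to the opposite vertex or edge.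

\begin{proposition}\label{prop:criterion}
Let $(X,S,T)$ be a strictly ergodic topological $\mathbb Z^2$-system with invariant measure $\mu$. Let $W_1,W_2$ be compact metric spaces, $s$ a homeomorphism of $W_2$, $K$ a compact metrizable group, and let $\pi_1\colon X\to W_1$, $\pi_2\colon X\to W_2$, $\Phi\colon X\to K$, $v\colon W_2\to K$ be continuous maps such that for every $x\in X$
\begin{equation}\label{eq:everywhere}
\pi_1(Sx)=\pi_1(x),\quad\pi_2(Tx)=\pi_2(x),\quad\pi_2(Sx)=s\pi_2(x),\quad\Phi(Sx)=\Phi(x)\,v(\pi_2x)^{-1}.
\end{equation}
Assume that
\begin{itemize}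
\item[(H1)] every $I(S)$-measurable function is $\mu$-a.e.\ equal to a Borel function of $\pi_1(x)$;
\item[(H2)] every $\mathcal I$-measurable function is $\mu_S$-a.e.\ equal to a Borel function of the triple $\bigl(\pi_2(x),\pi_2(x'),\Phi(x)^{-1}\Phi(x')\bigr)$.
\end{itemize}
Then $(\mathbf Q_{S,T}(X),\mathcal G_{S,T})$ is strictly ergodic with invariant measure $\mu_{S,T}$.
\end{proposition}

\begin{proof}
\emph{Relations.} Define $v_i\colon W_2\to K$ for $i\in\mathbb Z$ by $v_0=1$ and $v_{i+1}(w)=v(s^iw)v_i(w)$. Induction in both directions, using $\Phi(S^{i+1}x)=\Phi(S^ix)v(s^i\pi_2x)^{-1}$, gives $\Phi(x)^{-1}\Phi(S^ix)=v_i(\pi_2x)^{-1}$. Since $\pi_2(T^jx)=\pi_2(x)$, also $\Phi(T^jx)^{-1}\Phi(S^iT^jx)=v_i(\pi_2x)^{-1}$. Together with the first two identities in \eqref{eq:everywhere}, this shows that the relations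
\begin{equation}\label{eq:relations}
\begin{gathered}
\pi_1(x_0)=\pi_1(x_1),\quad\pi_1(x_2)=\pi_1(x_3),\quad\pi_2(x_0)=\pi_2(x_2),\quad\pi_2(x_1)=\pi_2(x_3),\\
\Phi(x_0)^{-1}\Phi(x_1)=\Phi(x_2)^{-1}\Phi(x_3)
\end{gathered}
\end{equation}
hold at all points $(x,S^ix,T^jx,S^iT^jx)$. By continuity they hold at \emph{every} point of the cube space.

Let $\lambda$ be a $\mathcal G_{S,T}$-invariant probability measure on the cube space. We identify its marginals on vertices, then on $S$-edges, and then $\lambda$ itself.

\emph{Vertices.} By invariance under the diagonal transformations the four one-dimensional marginals are invariant under $S$ and $T$. They equal $\mu$ because $X$ is uniquely ergodic.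

\emph{Edges.} Let $\lambda'$ be the marginal on the coordinates $(0,1)$ or $(2,3)$. It is invariant under $\mathrm{id}\times S$, its marginals are $\mu$, and by \eqref{eq:relations} it is carried by $\{\pi_1(x)=\pi_1(x')\}$. Let $f,f'\in C(X)$ and, by (H1), write $\mathbb E(f'|I(S))=\varphi\circ\pi_1$ with $\varphi$ Borel. The averages of $S^if'$ converge to $\varphi\circ\pi_1$ in $L^2(\mu)$, and the second marginal of $\lambda'$ is $\mu$. Hence
\[
\int f\otimes f'\,d\lambda'=\int f(x)\,\varphi(\pi_1x')\,d\lambda'=\int f(x)\,\varphi(\pi_1x)\,d\lambda'=\int f\,\mathbb E(f'|I(S))\,d\mu=\int f\otimes f'\,d\mu_S ,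
\]
and $\lambda'=\mu_S$.

\emph{Squares.} Let $f_0,\dots,f_3\in C(X)$ and $H=\mathbb E_{\mu_S}(f_2\otimes f_3|\mathcal I)$. The averages of $(T\times T)^j(f_2\otimes f_3)$ converge to $H$ in $L^2(\mu_S)$, and the $(2,3)$-marginal of $\lambda$ is $\mu_S$. Invariance under $\mathrm{id}\times\mathrm{id}\times T\times T$ therefore gives
\[
\int\bigotimes_kf_k\,d\lambda=\int f_0(x_0)f_1(x_1)H(x_2,x_3)\,d\lambda .
\]
By (H2), $H(x,x')=\Theta\bigl(\pi_2x,\pi_2x',\Phi(x)^{-1}\Phi(x')\bigr)$ $\mu_S$-a.e.\ with $\Theta$ Borel. Both edge marginals are $\mu_S$, so this formula holds $\lambda$-a.e.\ for $(x_2,x_3)$ and for $(x_0,x_1)$. By \eqref{eq:relations} the arguments of $\Theta$ agree, so $H(x_2,x_3)=H(x_0,x_1)$ $\lambda$-a.e. The integral thus equals $\int(f_0\otimes f_1)H\,d\mu_S$, which is $\int\bigotimes_kf_k\,d\mu_{S,T}$ by \eqref{eq:cubemeasure}. So $\lambda=\mu_{S,T}$, and Lemmas~\ref{lem:cube}(b) and~\ref{lem:top}(c) finish the proof.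
\end{proof}

Continuity is used at one point only, in passing to the closure in \eqref{eq:relations}, and the argument cannot do without it. The measure $\lambda$ is unknown and might be singular to $\mu_{S,T}$, so relations that hold $\mu_{S,T}$-almost everywhere say nothing about it. Almost everywhere statements such as (H1) and (H2) are only applied to marginals that have already been identified.

\section{The invariant $\sigma$-algebra of $T\times T$}\label{sec:structure}

Let $(X,\mu,S,T)$ be ergodic. Let $w_1\colon X\to(W_1,\nu_1)$ and $w_2\colon X\to(W_2,\nu_2)$ be factor maps that generate $I(S)$ and $I(T)$. Then $w_1\circ S=w_1$ and $w_2\circ T=w_2$, while $T$ induces a transformation $t$ of $W_1$ and $S$ a transformation $s$ of $W_2$. Both $t$ and $s$ are ergodic, since an invariant set pulls back to a set invariant under $S$ and $T$. Write $\mu=\int\mu_w\,d\nu_1(w)$ for the disintegration over $W_1$; then $\mu_S=\int\mu_w\times\mu_w\,d\nu_1(w)$ and $T_*\mu_w=\mu_{tw}$ for a.e.\ $w$. This section establishes the measurable form of (H2). We write $U(m)$ for the unitary group.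

\begin{proposition}\label{prop:structure}
There are countably many measurable maps $F_k\colon X\to U(m_k)$, $U_k\colon W_1\to U(m_k)$, $V_k\colon W_2\to U(m_k)$ with
\begin{equation}\label{eq:FUV}
F_k(Tx)=U_k(w_1x)F_k(x),\qquad F_k(Sx)=F_k(x)V_k(w_2x)\qquad\text{a.e.},
\end{equation}
such that $\mathcal I$ is, modulo $\mu_S$, the $\sigma$-algebra generated by $w_2(x)$, $w_2(x')$ and all $F_k(x)^*F_k(x')$.
\end{proposition}

The idea is to view an invariant function $H(x,x')$ as a family of Hilbert--Schmidt operators on the spaces $L^2(\mu_w)$ that $T$ intertwines. Their spectral subspaces away from $0$ are finite dimensional, and orthonormal bases of them solve the first equation in \eqref{eq:FUV}. Such a basis has no reason to behave well under $S$. On the three-torus, the invariant kernel $H=\varphi(b)\overline{\varphi(b')}\,e(d-d')$ with $\|\varphi\|_2=1$ leads to the solution $f=\varphi(b)e(d)$ of $f(Tx)=e(a)f(x)$, and $f\circ S$ is not a multiple of $f$ where $\varphi$ vanishes. The remedy is to look at \emph{all} solutions of the same equation. They form a module over the functions of $w_2$ that is stable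 under $S$; in the example it is generated by $F=e(d)$, and $F(Sx)=F(x)e(-b)$.

\begin{proof}
If $F,U,V$ satisfy \eqref{eq:FUV}, then $F(Tx)^*F(Tx')=F(x)^*U(w_1x)^*U(w_1x')F(x')=F(x)^*F(x')$ $\mu_S$-a.e., because $w_1(x)=w_1(x')$. The functions $w_2(x),w_2(x')$ are $T\times T$-invariant as well. So a $\sigma$-algebra as in the statement is always contained in $\mathcal I$. Fix countably many bounded functions that span a dense subspace of $L^2(\mathcal I)$. It suffices to find, for each such $H$, countably many triples $(F,U,V)$ that make $H$ measurable for the corresponding $\sigma$-algebra. The flip $(x,x')\mapsto(x',x)$ preserves $\mu_S$ and commutes with $T\times T$. So with $H^*(x,x')=\overline{H(x',x)}$ we may replace $H$ by $\frac12(H+H^*)$ and $\frac1{2i}(H-H^*)$ and assume $H=H^*$.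

\emph{Step 1: reduction to projections of finite rank.} Let $c\ge\|H\|_\infty$ be a positive integer. For a.e.\ $w$ the operator $H_w\varphi(x)=\int H(x,x')\varphi(x')\,d\mu_w(x')$ on $L^2(\mu_w)$ is self-adjoint and Hilbert--Schmidt. Recall that the Hilbert--Schmidt norm of an integral operator is the $L^2$ norm of its kernel, and that for a self-adjoint operator its square is the sum of the squares of the eigenvalues, counted with multiplicity. Thus $\sum_\lambda\lambda^2\le c^2$ for the eigenvalues of $H_w$. The unitary map $\mathcal T_w\colon L^2(\mu_{tw})\to L^2(\mu_w)$, $\varphi\mapsto\varphi\circ T$, satisfies $H_w\mathcal T_w=\mathcal T_wH_{tw}$, since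
\[
\int H(x,x')\varphi(Tx')\,d\mu_w(x')=\int H(Tx,Tx')\varphi(Tx')\,d\mu_w(x')=(H_{tw}\varphi)(Tx).
\]

Let $J=[\alpha,\beta)$ be an interval at distance more than $\kappa>0$ from $0$. We claim that the spectral projections $1_J(H_w)$ have a jointly measurable, $T\times T$-invariant kernel. Choose continuous functions $0\le\chi_l\le1$ that vanish on $[-\kappa,\kappa]$ and converge pointwise to $1_J$. Approximate $\chi_l(\lambda)/\lambda$ within $1/l$ on $[-c,c]$ by a polynomial and multiply by $\lambda$. This gives polynomials $q_l$ with $q_l(0)=0$, $|q_l(\lambda)|\le(1+\kappa^{-1})|\lambda|$ and $q_l\to1_J$ pointwise on $[-c,c]$. The kernels of the powers $H_w^n$, $n\ge1$, are given by $H_1=H$ and $H_{n+1}(x,x')=\int H(x,y)H_n(y,x')\,d\mu_{w_1x}(y)$. They are bounded measurable functions on $(X^2,\mu_S)$, and they are $T\times T$-invariant by induction and $T_*\mu_w=\mu_{tw}$. The same then holds for the kernels of $q_l(H_w)$. Moreover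
\[
\|q_l(H_w)-1_J(H_w)\|_{HS}^2=\sum_\lambda|q_l(\lambda)-1_J(\lambda)|^2,\qquad|q_l(\lambda)-1_J(\lambda)|^2\le(1+2\kappa^{-1})^2\lambda^2 .
\]
By dominated convergence in $\lambda$ the left side tends to $0$ for a.e.\ $w$, and it is bounded by $(1+2\kappa^{-1})^2c^2$. By dominated convergence in $w$ the kernels of $q_l(H_w)$ form a Cauchy sequence in $L^2(\mu_S)$. The limit $\Pi_J$ is $\mathcal I$-measurable, and passing to a subsequence that converges in $L^2(\mu_w\times\mu_w)$ for a.e.\ $w$ shows that it is the kernel of $1_J(H_w)$ on almost every fiber.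

For $l\ge1$ partition $[-c-1,-1/l)\cup[1/l,c+1)$ into finitely many intervals $J=[\alpha_J,\beta_J)$ of length at most $l^{-2}$. At most $l^2c^2$ eigenvalues of $H_w$ satisfy $|\lambda|\ge1/l$, so
\[
\Bigl\|H-\sum_J\alpha_J\Pi_J\Bigr\|^2_{L^2(\mu_w\times\mu_w)}\le\sum_{|\lambda|\le1/l}\lambda^2+l^{-4}\cdot l^2c^2 .
\]
The right side is at most $2c^2$ and tends to $0$ as $l\to\infty$. Hence $\sum_J\alpha_J\Pi_J\to H$ in $L^2(\mu_S)$, and it suffices to find one triple $(F,U,V)$ for each of the countably many kernels $\Pi=\Pi_J$. Let $\Pi_w$ be the projection on $L^2(\mu_w)$ with kernel $\Pi$. Its rank $\|\Pi\|^2_{L^2(\mu_w\times\mu_w)}$ is finite and measurable in $w$, and it is $t$-invariant because $\Pi_w\mathcal T_w=\mathcal T_w\Pi_{tw}$. By ergodicity of $t$ it is a constant $n$. If $n=0$ there is nothing to do, so let $n\ge1$.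

\emph{Step 2: a frame that is equivariant under $T$.} Let $(\phi_i)$ enumerate the $\mathbb Q[i]$-linear combinations of indicators of a countable algebra generating $\mathcal X$; these functions are dense in every $L^2(\mu_w)$. Put $\psi_i(x)=\int\Pi(x,x')\phi_i(x')\,d\mu_{w_1x}(x')$. On almost every fiber $\psi_i=\Pi_w\phi_i$, so the $\psi_i$ span the range of $\Pi_w$. The inner products $\int\psi_i\bar\psi_j\,d\mu_w$ are measurable in $w$. Let $i_1(w)<\dots<i_n(w)$ be the lexicographically first $n$-tuple with nonzero Gram determinant. It is measurable in $w$, and the Gram--Schmidt process expresses an orthonormal basis through $\psi_{i_1(w)},\dots,\psi_{i_n(w)}$ with coefficients that are Borel functions of the inner products. We obtain a measurable column vector $\vec f=(f_1,\dots,f_n)^{\mathsf T}\colon X\to\mathbb C^n$ whose entries are an orthonormal basis of the range of $\Pi_w$ for a.e.\ $w$. Hence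
\[
\Pi(x,x')=\sum_kf_k(x)\overline{f_k(x')}=\vec f(x')^*\vec f(x).
\]
As $\mathcal T_w$ maps the range of $\Pi_{tw}$ unitarily onto that of $\Pi_w$, the functions $f_k\circ T$ form a second orthonormal basis of the range of $\Pi_w$. So $\vec f(Tx)=U^0(w_1x)\vec f(x)$, where $U^0(w)=\bigl(\int f_k(Tx)\overline{f_l(x)}\,d\mu_w\bigr)_{k,l}$ is a measurable map $W_1\to U(n)$.

\emph{Step 3: the module of all solutions.} Let $\mathcal M$ be the space of measurable $\vec\varphi\colon X\to\mathbb C^n$ with $\vec\varphi(Tx)=U^0(w_1x)\vec\varphi(x)$ a.e. It contains $\vec f$ and has three properties. It is stable under multiplication by functions of $w_2$, which are $T$-invariant. It is stable under $\vec\varphi\mapsto\vec\varphi\circ S$, because $\vec\varphi(STx)=\vec\varphi(TSx)=U^0(w_1Sx)\vec\varphi(Sx)$ and $w_1\circ S=w_1$; this is where the commutation of $S$ and $T$ enters. And for $\vec\varphi,\vec\psi\in\mathcal M$ the function $\vec\varphi^{\,*}\vec\psi$ is $T$-invariant since $U^0$ is unitary, so it is a function of $w_2$.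

Let $(\vec\varphi_i)$ be a dense sequence in $\mathcal M\cap L^2$, and let $L(x)\subset\mathbb C^n$ be the span of the vectors $\vec\varphi_i(x)$. Every $\vec\varphi\in\mathcal M$ satisfies $\vec\varphi(x)\in L(x)$ a.e. Indeed $|\vec\varphi|$ is $T$-invariant, so $\vec\varphi\,1_{\{|\vec\varphi|\le\varrho\}}$ lies in $\mathcal M\cap L^2$ and is an a.e.\ limit of a sequence of $\vec\varphi_i$'s; now let $\varrho\to\infty$. Applying this to the functions $\vec\varphi_i\circ S$ gives $L(Sx)\subset L(x)$. The functions $\dim L(Sx)\le\dim L(x)$ have the same integral, so they agree, and $L(Sx)=L(x)$ a.e. Also $\dim L(x)$ is the supremum of the ranks of the Gram matrices $(\vec\varphi_i^{\,*}\vec\varphi_j)_{i,j\le N}$, hence $T$-invariant. By ergodicity $\dim L$ is a constant $m$, and $m\ge1$ because $\vec f\ne0$.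

Apply the Gram--Schmidt process in $\mathbb C^n$, for each $x$, to the lexicographically first linearly independent $m$-tuple among the $\vec\varphi_i(x)$. The choice of indices and the coefficients are Borel functions of the numbers $\vec\varphi_i^{\,*}\vec\varphi_j$, so they depend on $w_2(x)$ only. The result is an $n\times m$ matrix function $F^0$ with $F^{0*}F^0=I_m$ whose columns belong to $\mathcal M$ and span $L(x)$. Consequently:
\begin{itemize}
\item $F^0(Tx)=U^0(w_1x)F^0(x)$;
\item $\vec f(x)=F^0(x)\,\vec c\,(w_2x)$, where $\vec c=F^{0*}\vec f$ is a function of $w_2$;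
\item $F^0(Sx)=F^0(x)V(w_2x)$, where $V=F^{0*}\cdot(F^0\circ S)$ is a function of $w_2$. It is unitary because the columns of $F^0(x)$ and of $F^0(Sx)$ are orthonormal bases of the same space $L(x)$.
\end{itemize}

\emph{Step 4: a square frame.} The matrix $F^0$ is rectangular when $m<n$. The orthogonal projection $P=F^0F^{0*}$ onto $L(x)$ is $S$-invariant, hence a function of $w_1$. The Gram--Schmidt process applied to the first $m$-tuple of independent columns of $P(w)$ gives a measurable $n\times m$ matrix function $B$ on $W_1$ with $B^*B=I_m$ and $BB^*=P$. Put $F(x)=B(w_1x)^*F^0(x)$. Then $F^*F=F^{0*}PF^0=I_m$, so $F$ is unitary, and $B(w_1x)F(x)=PF^0=F^0(x)$. Further,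
\[
F(Tx)=U(w_1x)F(x)\ \text{ with }\ U(w)=B(tw)^*U^0(w)B(w),\qquad F(Sx)=F(x)V(w_2x),
\]
and $U(w_1x)=F(Tx)F(x)^*$ is unitary. Finally, $w_1(x)=w_1(x')$ $\mu_S$-a.e.\ and $B^*B=I_m$ give $F^0(x')^*F^0(x)=F(x')^*F(x)$, so
\[
\Pi(x,x')=\vec c\,(w_2x')^*\,\bigl(F(x)^*F(x')\bigr)^*\,\vec c\,(w_2x).
\]
This is a Borel function of $w_2(x)$, $w_2(x')$ and $F(x)^*F(x')$.
\end{proof}

\section{Uniform algebras and continuous cocycles}\label{sec:uniform}

To choose a topological model is to choose which bounded measurable functions become continuous. By Lemma~\ref{lem:top}(b), in a uniquely ergodic model these functions have uniformly convergent averages. So the construction of models becomes a problem about subalgebras of $L^\infty(\mu)$.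

\subsection{Uniform algebras}
Let $\mathbb Z^d$ act ergodically on a standard probability space $(X,\mu)$. The action need not be free (take $S=T$), so we first divide by the stabilizer. The map that sends $x$ to its stabilizer is measurable, takes countably many values and is invariant because $\mathbb Z^d$ is abelian. Hence it is a.e.\ equal to a fixed subgroup $\Lambda$, and $\Gamma=\mathbb Z^d/\Lambda$ acts freely off an invariant null set. Fix an isomorphism $\Gamma\cong\mathbb Z^r\times E$ with $E$ finite. If $r=0$, then $X$ is a single finite orbit up to a null set. We write $\Gamma$ additively and put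
\[
Q_L=\{0,\dots,L-1\}^r\times E,\qquad\operatorname{Av}_Lg(x)=\frac1{|Q_L|}\sum_{\gamma\in Q_L}g(\gamma x).
\]
A function $g\in L^\infty(\mu)$ is \emph{uniform} if $\|\operatorname{Av}_Lg-\int g\,d\mu\|_\infty\to0$. Uniform functions form a norm closed subspace of $L^\infty(\mu)$. A \emph{uniform algebra} is a separable, unital, $\Gamma$-invariant $C^*$-subalgebra of $L^\infty(\mu)$ all of whose elements are uniform.

\begin{lemma}\label{lem:spectrum}
Let $\mathcal B$ be a uniform algebra. There are a strictly ergodic action of $\Gamma$ on a compact metric space $\widehat Y$, called the \emph{spectrum} of $\mathcal B$, and a measurable, a.e.\ equivariant map $\pi\colon X\to\widehat Y$ such that $q\mapsto q\circ\pi$ is an isometric isomorphism of $C(\widehat Y)$ onto $\mathcal B$. The invariant measure is $\nu=\pi_*\mu$. Moreover: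
\begin{itemize}
\item[(a)] if $\mathcal B$ is dense in $L^2(\mu)$, then $\pi$ is an isomorphism, so $\widehat Y$ is a strictly ergodic model of $X$;
\item[(b)] if $\varphi\colon X\to Y'$ is a measurable map to a compact metric space with $C(Y')\circ\varphi\subset\mathcal B$, then $\varphi=\widehat\varphi\circ\pi$ a.e.\ for a continuous $\widehat\varphi\colon\widehat Y\to Y'$. If $\mathbb Z^d$ acts on $Y'$ by homeomorphisms and $\varphi$ is a.e.\ equivariant, then $\widehat\varphi$ is equivariant.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\widehat Y$ be the space of characters of $\mathcal B$ with the weak* topology. By Gelfand's theorem it is compact, metrizable because $\mathcal B$ is separable, and $\mathcal B\cong C(\widehat Y)$ isometrically. The group acts by $(\gamma y)(g)=y(g\circ\gamma)$. Choose a countable dense invariant $*$-subalgebra $\mathcal B_0$ over $\mathbb Q[i]$ containing $1$, and Borel representatives of its elements. Off an invariant null set, the countably many algebraic identities in $\mathcal B_0$, the bounds $|g(x)|\le\|g\|_\infty$ and the identities $(g\circ\gamma)(x)=g(\gamma x)$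 hold everywhere. For such $x$ evaluation at $x$ extends to a character $\pi(x)$ of $\mathcal B$, the map $\pi$ is measurable and equivariant, and the element of $\mathcal B$ corresponding to $q\in C(\widehat Y)$ is $q\circ\pi$. Thus $\sup|q|=\|q\|_{L^\infty(\nu)}$ for all $q\in C(\widehat Y)$. This forces $\nu$ to have full support, and applied to $\operatorname{Av}_Lq-\int q\,d\nu$ it shows that averages converge uniformly on $\widehat Y$. Lemma~\ref{lem:top}(b),(c) give strict ergodicity. In (a), $\pi$ generates $\mathcal X$. In (b), $q\mapsto q\circ\varphi$ is a unital $*$-homomorphism $C(Y')\to\mathcal B\cong C(\widehat Y)$. Composing it with evaluation at $y\in\widehat Y$ gives a character of $C(Y')$, that is, a point $\widehat\varphi(y)$, and $\widehat\varphi$ is continuous since every $q\circ\widehat\varphi$ is. We have $q\circ\widehat\varphi\circ\pi=q\circ\varphi$ a.e.\ for countably many $q$ separating points, so $\widehat\varphi\circ\pi=\varphi$ a.e. The set where $\widehat\varphi(\gamma y)=\gamma\widehat\varphi(y)$ is closed; if it has full measure, it is $\widehat Y$.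
\end{proof}

\begin{lemma}\label{lem:converse}
Let $\zeta\colon X\to\widehat Z$ be a measurable, a.e.\ equivariant map to a uniquely ergodic topological $\mathbb Z^d$-system. Then $C(\widehat Z)\circ\zeta$ is a uniform algebra.
\end{lemma}

\begin{proof}
The image of the $*$-homomorphism $q\mapsto q\circ\zeta$ is a separable unital invariant $C^*$-algebra, since images of $C^*$-algebras under $*$-homomorphisms are closed. Let $Z_0$ be the support of $\zeta_*\mu$, a closed invariant set. For $\lambda\in\Lambda$ we have $\lambda\zeta(x)=\zeta(\lambda x)=\zeta(x)$ a.e., so the closed set of fixed points of $\lambda$ has full measure and contains $Z_0$. Thus $\Gamma$ acts on $Z_0$, uniquely ergodically with measure $\zeta_*\mu$, and Lemma~\ref{lem:top}(b) gives $\operatorname{Av}_Lq\to\int q\,d\zeta_*\mu$ uniformly on $Z_0$. As $\zeta(x)\in Z_0$ a.e., $q\circ\zeta$ is uniform.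
\end{proof}

\subsection{The uniformization theorem}
A given bounded function need not be uniform. If $t$ is an ergodic transformation of a nonatomic space, choose sets $B_L$ with $0<\mu(B_L)\le2^{-L-1}/L$ and let $B=\bigcup_L\bigcup_{i<L}t^iB_L$. Then $\mu(B)\le\frac12$, while $\operatorname{Av}_L1_B=1$ on $B_L$ for every $L$. So one cannot simply declare the functions $U_k,V_k$ of Proposition~\ref{prop:structure} to be continuous. A function can be made uniform by changing it on a small set, but an arbitrary change of $U_k$ destroys the equation $F_k(Tx)=U_k(w_1x)F_k(x)$. The changes that the equation survives are the cohomological ones: $U(w)$ may be replaced by $h(tw)U(w)h(w)^{-1}$ if $F(x)$ is replaced by $h(w_1x)F(x)$. So the function to be perturbed is $h$, and the functions to be made uniform are expressions in $h$ \emph{twisted by the cocycle}. The theorem below does this, relative to a given uniform algebra.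

Let $\Gamma=\mathbb Z^r\times E$ act freely and ergodically on $(X,\mu)$, and let $\mathcal B$ be a uniform algebra with $\pi\colon X\to\widehat Y$ as in Lemma~\ref{lem:spectrum}. Let $A$ be a compact metric space, the \emph{alphabet}, with a continuous right action of a compact metrizable group $M$. Let $\sigma\colon\Gamma\times X\to M$ be a measurable \emph{cocycle}: $\sigma(\gamma+\gamma',x)=\sigma(\gamma,\gamma'x)\,\sigma(\gamma',x)$ a.e. On $\Omega=\widehat Y\times A^\Gamma$ the group $\Gamma$ acts by $\gamma(y,a)=(\gamma y,a(\cdot+\gamma))$, and $M$ acts on the right, trivially on $\widehat Y$ and coordinatewise on $A^\Gamma$. The two actions commute. Let $C(\Omega)^M$ be the algebra of $M$-invariant continuous functions. For measurable $f\colon X\to A$ define the \emph{twisted name} of $x$ and the map $\theta_f\colon X\to\Omega$ by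
\[
a_x(\gamma)=f(\gamma x)\cdot\sigma(\gamma,x),\qquad\theta_f(x)=(\pi x,a_x).
\]
The cocycle identity $\sigma(\gamma,\kappa x)=\sigma(\gamma+\kappa,x)\sigma(\kappa,x)^{-1}$ gives
\begin{equation}\label{eq:names}
a_{\kappa x}(\gamma)=a_x(\gamma+\kappa)\cdot\sigma(\kappa,x)^{-1}.
\end{equation}
So $\theta_f$ is equivariant up to the action of $M$, and $p(\theta_f(\kappa x))=p(\kappa\,\theta_f(x))$ for $p\in C(\Omega)^M$. It follows that $\mathcal A_f=\{p\circ\theta_f\colon p\in C(\Omega)^M\}$ is a separable unital invariant $C^*$-subalgebra of $L^\infty(\mu)$. It contains $\mathcal B$: take $p$ depending on $y$ only. The one property that may fail is uniformity.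

\begin{theorem}[uniformization]\label{thm:unif}
In this setting let $r\ge1$. For every measurable $f\colon X\to A$ and every $\varepsilon>0$ there is a measurable $f'\colon X\to A$ with $\mu(f'\ne f)<\varepsilon$ such that $\mathcal A_{f'}$ is a uniform algebra.
\end{theorem}

The proof is given in Section~\ref{sec:unifproof}. We use the theorem twice, once with $M$ trivial and once with $\mathcal B$ trivial.

\begin{corollary}[relative Jewett--Krieger theorem]\label{cor:JK}
For an ergodic $\mathbb Z^d$-system, every uniform algebra $\mathcal B$ is contained in a uniform algebra that is dense in $L^2(\mu)$.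
\end{corollary}

\begin{proof}
If $r=0$, then $X$ is finite, $\operatorname{Av}_Lg=\int g\,d\mu$ for all $g$, and $L^\infty(\mu)$ is a uniform algebra. Let $r\ge1$. Let $(f_k)_{k\geq1}$ be a sequence of finite-valued functions dense in $L^1(\mu)$, and $\mathcal B_0=\mathcal B$. Given $\mathcal B_{k-1}$, apply Theorem~\ref{thm:unif} to it with $A=f_k(X)\subset\mathbb C$, $M$ trivial, and $\varepsilon$ so small that $\varepsilon\operatorname{diam}A<1/k$. This gives $f_k'$ with $\|f_k'-f_k\|_1<1/k$ and a uniform algebra $\mathcal B_k=\mathcal A_{f_k'}$ that contains $\mathcal B_{k-1}$ and, taking $p(y,a)=a(0)$, the function $f_k'$. The norm closure $\mathcal A$ of $\bigcup_k\mathcal B_k$ is a uniform algebra. Every ball in $L^1$ contains infinitely many terms of the dense sequence $(f_k)$, so the $f_k'$ are dense in $L^1$. Let $g$ be bounded and $g_k\in\mathcal A$ with $g_k\to g$ in $L^1$. Let $\chi$ be the radial retraction of $\mathbb C$ onto the disc of radius $\|g\|_\infty$. Then $\chi\circ g_k\in\mathcal A$ by the continuous functional calculus, these functions are uniformly bounded and converge to $g$ in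 measure, hence in $L^2$.
\end{proof}

\subsection{Compact group extensions}
To apply Corollary~\ref{cor:JK} to the factor $\widehat Z$ we need that factor to be uniquely ergodic, and for this the skew products defined by $u$ and $v$ have to be ergodic. That fails if the group is too large, for instance if $u\equiv1$ and the group is nontrivial. The first lemma cuts the group down by a cohomological change. Haar measure on a compact group $M$ is denoted by $m_M$.

\begin{lemma}[Mackey reduction]\label{lem:mackey}
Let $t$ be an ergodic invertible transformation of a standard probability space $(W,\nu)$, let $K$ be a compact metrizable group and $U\colon W\to K$ measurable. There are a closed subgroup $M\le K$ and a measurable $h\colon W\to K$ such that $U_0(w)=h(tw)U(w)h(w)^{-1}\in M$ a.e.\ and $(w,g)\mapsto(tw,U_0(w)g)$ is ergodic on $(W\times M,\nu\times m_M)$.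
\end{lemma}

\begin{proof}
Let $\tau(w,g)=(tw,U(w)g)$ on $W\times K$, and let $\varphi_i$ be the indicators of the members of a countable algebra generating the Borel sets of $W$. By the pointwise ergodic theorem the set $W_0$ of points at which the ergodic averages of all $\varphi_i$ converge to their $\nu$-integrals has full measure. Choose an ergodic component $m$ of $\nu\times m_K$ with $m(W_0\times K)=1$; almost every component has this property. Integrating the averages against $m$ shows that $m$ projects to $\nu$. Let $m=\int\delta_w\times m_w\,d\nu(w)$ be its disintegration.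

Right translations $(w,g)\mapsto(w,gk)$ commute with $\tau$. Let $m\cdot k$ be the image of $m$, and $M=\{k\colon m\cdot k=m\}$. A measure on $W\times K$ is determined by the integrals of the functions $\varphi_i\otimes\psi$, $\psi\in C(K)$, and $\int\varphi_i\otimes\psi\,d(m\cdot k)=\int\varphi_i(w)\psi(gk)\,dm$ is continuous in $k$. So $M$ is a closed subgroup.

Call $(w,g)$ \emph{generic} if the $\tau$-averages of all $\varphi_i\otimes\psi$ at $(w,g)$ converge to their $m$-integrals. It suffices to test countably many $\psi$, so the generic points form a Borel set of full $m$-measure. If $(w,g)$ is generic, the averages of $\varphi_i\otimes\psi$ at $(w,gk)$ are the averages of $\varphi_i\otimes\psi(\cdot\,k)$ at $(w,g)$, and they converge to $\int\varphi_i\otimes\psi\,d(m\cdot k)$. So if $(w,g)$ and $(w,gk)$ are both generic, then $k\in M$. Hence for a.e.\ $w$ the measure $m_w$ is carried by a single coset $\bar g(w)\in K/M$. The map $\bar g$ is measurable because the image of $m_w$ in $K/M$ is the point mass at $\bar g(w)$. By uniqueness of disintegration, almost every $m_w$ is invariant under right translation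 by a countable dense subset of $M$, hence by $M$.

The quotient map $K\to K/M$ has a Borel section: take a continuous surjection $\kappa$ from a Cantor set $\mathcal C\subset[0,1]$ onto $K$, let $c(\xi)$ be the least point of $\mathcal C$ with $\kappa(c(\xi))$ in the coset $\xi$, note that $\{\xi\colon c(\xi)\le\theta\}$ is compact for each $\theta$, and use $\kappa\circ c$. Lift $\bar g$ to a measurable $g\colon W\to K$. Then $m_w$ is the image of $m_M$ under left multiplication by $g(w)$, by uniqueness of Haar measure. Invariance of $m$ under $\tau$ means that left multiplication by $U(w)$ maps $m_w$ to $m_{tw}$ for a.e.\ $w$; comparing supports, $U(w)g(w)M=g(tw)M$. Put $h=g^{-1}$. Then $U_0\in M$ a.e., and $(w,k)\mapsto(w,h(w)k)$ maps $m$ to $\nu\times m_M$ and conjugates $\tau$ to the skew product by $U_0$, which is therefore ergodic.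
\end{proof}

\begin{lemma}\label{lem:contcocycle}
In Lemma~\ref{lem:mackey} one can choose $h$ so that, in addition, there are a strictly ergodic model $(\widehat W,t)$ of $(W,\nu,t)$ and a continuous $u\colon\widehat W\to M$ that corresponds a.e.\ to $w\mapsto h(tw)U(w)h(w)^{-1}$. The homeomorphism $(w,g)\mapsto(tw,u(w)g)$ of $\widehat W\times M$ is then uniquely ergodic.
\end{lemma}

\begin{proof}
Let $M$, $h_0$, $U_0$ be given by Lemma~\ref{lem:mackey}. If $W$ is a finite orbit, take the discrete topology and $h=h_0$. Otherwise $\mathbb Z$ acts freely. Apply Theorem~\ref{thm:unif} with $\Gamma=\mathbb Z$, $\mathcal B=\mathbb C$, $A=M$ acted on by right multiplication, $f\equiv1$, any $\varepsilon$, and the cocycle determined by $\sigma(1,w)=U_0(w)$, so that $\sigma(n,w)=U_0(t^{n-1}w)\cdots U_0(w)$ for $n\ge1$. Let $h_1=f'\colon W\to M$. The twisted name has $a_w(0)=h_1(w)$ and $a_w(1)=h_1(tw)U_0(w)$. For $q\in C(M)$ the function $p(a)=q(a(1)a(0)^{-1})$ is $M$-invariant, and $p\circ\theta_{h_1}=q\circ U'$ with $U'(w)=h_1(tw)U_0(w)h_1(w)^{-1}\in M$. So $C(M)\circ U'$ lies in the uniform algebra $\mathcal A_{h_1}$.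 Enlarge this algebra to a dense one by Corollary~\ref{cor:JK} and let $\widehat W$ be its spectrum. By Lemma~\ref{lem:spectrum}, $\widehat W$ is a strictly ergodic model on which $U'$ is represented by a continuous $u$. With $h=h_1h_0$ we have $U'(w)=h(tw)U(w)h(w)^{-1}$. The map $(w,g)\mapsto(w,h_1(w)g)$ preserves $\nu\times m_M$ and conjugates the skew product by $U_0$ to the one by $U'$, so the latter is ergodic.

In both cases, let $m$ be an invariant measure on $\widehat W\times M$. It projects to $\nu$ by unique ergodicity of $\widehat W$, hence $\int_Mm\cdot k\,dm_M(k)=\nu\times m_M$. Let $G$ be the Borel set of points at which the ergodic averages of all continuous functions converge to their $(\nu\times m_M)$-integrals. It has full measure for the ergodic measure $\nu\times m_M$, so $(m\cdot k)(G)=1$ for some $k$. Integrating the averages against the invariant measure $m\cdot k$ gives $m\cdot k=\nu\times m_M$, and then $m=(\nu\times m_M)\cdot k^{-1}=\nu\times m_M$.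
\end{proof}

\section{The factor $\widehat Z$ and the proof of Theorem~\ref{thm:main}}\label{sec:Z}

Let $(X,\mu,S,T)$ be ergodic. Put $K=\prod_kU(m_k)$, a compact metrizable group, and collect the maps of Proposition~\ref{prop:structure} into $F\colon X\to K$, $U\colon W_1\to K$, $V\colon W_2\to K$, so that $F(Tx)=U(w_1x)F(x)$ and $F(Sx)=F(x)V(w_2x)$. Since $U$ acts on the left and $V$ on the right, the two cocycles can be modified independently. Lemma~\ref{lem:contcocycle} applied to $(W_1,t,U)$ gives $\widehat W_1$, $M_1$, $h_1$ and a continuous $u=h_1(t\,\cdot)\,U\,h_1^{-1}$. Applied to $(W_2,s,V^{-1})$ it gives $\widehat W_2$, $M_2$, $h_2$ and a continuous $v=h_2(s\,\cdot)\,V^{-1}h_2^{-1}$. Identify $W_i$ with $\widehat W_i$ and put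
\[
\Phi(x)=h_1(w_1x)\,F(x)\,h_2(w_2x)^{-1}.
\]
Then, almost everywhere,
\begin{align*}
\Phi(Tx)&=h_1(tw_1x)\,U(w_1x)\,F(x)\,h_2(w_2x)^{-1}=u(w_1x)\,\Phi(x),\\
\Phi(Sx)&=h_1(w_1x)\,F(x)\,V(w_2x)\,h_2(sw_2x)^{-1}=\Phi(x)\,v(w_2x)^{-1}.
\end{align*}
Where $w_1(x)=w_1(x')$, and so $\mu_S$-a.e., $\Phi(x)^{-1}\Phi(x')=h_2(w_2x)\,F(x)^{-1}F(x')\,h_2(w_2x')^{-1}$. Given $w_2(x)$ and $w_2(x')$, each of $\Phi(x)^{-1}\Phi(x')$ and $F(x)^{-1}F(x')$ determines the other in a Borel way. Proposition~\ref{prop:structure} therefore says:
\begin{equation}\label{eq:Igen}
\text{$\mathcal I$ is generated, modulo $\mu_S$, by the map }(x,x')\mapsto\bigl(w_2(x),\,w_2(x'),\,\Phi(x)^{-1}\Phi(x')\bigr).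
\end{equation}

Since $u$ takes values in $M_1$ and $v$ in $M_2$, the double coset $M_1\Phi(x)M_2$ is invariant under $S$ and $T$. It is a measurable map to the compact metrizable space $M_1\backslash K/M_2$, so by ergodicity it is a.e.\ equal to a constant $D=M_1kM_2$. Let $\widehat Z=\widehat W_1\times\widehat W_2\times D$ be the two-sided skew product \eqref{eq:twosided} with these data. The map $\zeta=(w_1,w_2,\Phi)\colon X\to\widehat Z$ is measurable and a.e.\ equivariant.

A two-sided skew product is a topological factor of a product of two ordinary skew products. For any data as in Definition~\ref{def:twosided} let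
\begin{equation}\label{eq:cover}
\begin{gathered}
Y_1=\widehat W_1\times M_1,\quad\tau_1(w,g)=(tw,u(w)g),\qquad Y_2=\widehat W_2\times M_2,\quad\tau_2(w,g)=(sw,v(w)g),\\
\Psi\colon Y_1\times Y_2\to\widehat W_1\times\widehat W_2\times D,\qquad\Psi\bigl((w_1,g_1),(w_2,g_2)\bigr)=(w_1,w_2,g_1kg_2^{-1}).
\end{gathered}
\end{equation}
The map $\Psi$ is continuous and onto. It intertwines $\tau_1\times\mathrm{id}$ with $\widehat T$ because $(u(w_1)g_1)kg_2^{-1}=u(w_1)\,(g_1kg_2^{-1})$, and $\mathrm{id}\times\tau_2$ with $\widehat S$ because $g_1k(v(w_2)g_2)^{-1}=(g_1kg_2^{-1})\,v(w_2)^{-1}$.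

\begin{lemma}\label{lem:Zue}
The system $(\widehat Z,\widehat S,\widehat T)$ constructed above is uniquely ergodic.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:contcocycle}, $(Y_1,\tau_1)$ and $(Y_2,\tau_2)$ are uniquely ergodic, with measures $m_1,m_2$. Let $\rho$ on $Y_1\times Y_2$ be invariant under $\tau_1\times\mathrm{id}$ and $\mathrm{id}\times\tau_2$. By Lemma~\ref{lem:top}(d), $\rho=\rho_1\times m_2$, and $\rho_1$ is $\tau_1$-invariant, so $\rho=m_1\times m_2$. Thus the $\mathbb Z^2$-action on $Y_1\times Y_2$ is uniquely ergodic. For $q\in C(\widehat Z)$ the averages of $q\circ\Psi$ over boxes converge uniformly to a constant. As $\Psi$ is equivariant and onto, so do the averages of $q$ on $\widehat Z$, and Lemma~\ref{lem:top}(b) applies.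
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(i) and Theorem~\ref{thm:main}]
By Lemmas~\ref{lem:Zue} and~\ref{lem:converse}, $C(\widehat Z)\circ\zeta$ is a uniform algebra of the $\mathbb Z^2$-system $X$. By Corollary~\ref{cor:JK} it lies in an $L^2$-dense uniform algebra. By Lemma~\ref{lem:spectrum} the spectrum of the latter is a strictly ergodic model of $X$ on which $\zeta$ is a.e.\ equal to a continuous equivariant map. So models as in (i) exist.

Let $\widehat X$ be any such model and $(\pi_1,\pi_2,\widehat\Phi)\colon\widehat X\to\widehat Z$ the continuous equivariant map. Equivariance with respect to \eqref{eq:twosided} contains the identities \eqref{eq:everywhere} at every point. The isomorphism between $X$ and $\widehat X$ transports $I(S)$, $\mu_S$ and $\mathcal I$ to the corresponding objects, and $w_1,w_2,\Phi$ to functions a.e.\ equal to $\pi_1,\pi_2,\widehat\Phi$. So (H1) holds because $w_1$ generates $I(S)$, and (H2) follows from \eqref{eq:Igen} because the marginals of $\mu_S$ are $\mu$. Proposition~\ref{prop:criterion} shows that the cube space of $\widehat X$ is strictly ergodic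 with invariant measure $\widehat\mu_{\widehat S,\widehat T}$.
\end{proof}

\section{The cubic seminorm}\label{sec:seminorm}

The form of $\widehat Z$ asserted in Theorem~\ref{thm:strong}(ii) was obtained in Section~\ref{sec:Z}, and $\mathcal Z$ is generated by $w_1,w_2,\Phi$. The remaining statements rest on a Cauchy--Schwarz inequality for the cube measure.

\begin{lemma}\label{lem:CS}
For $f_0,\dots,f_3\in L^\infty(\mu)$,
\[
\Bigl|\int\bigotimes_{k}f_k\,d\mu_{S,T}\Bigr|\le\prod_{k=0}^3\|f_k\|_{S,T}.
\]
Moreover $\|\bar f\|_{S,T}=\|f\|_{S,T}\le\|f\|_\infty$, and $\|\cdot\|_{S,T}$ is a seminorm on $L^\infty(\mu)$.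
\end{lemma}

\begin{proof}
By \eqref{eq:cubemeasure} the left side is at most $\|\mathbb E(f_0\otimes f_1|\mathcal I)\|_2\,\|\mathbb E(f_2\otimes f_3|\mathcal I)\|_2$. Put $g=f_0\otimes f_1$ and $\Delta_jf=\mathbb E(f\,T^j\bar f|I(S))$. The mean ergodic theorem for $T\times T$ and the definition of $\mu_S$ give
\[
\|\mathbb E(g|\mathcal I)\|_2^2=\lim_{N}\frac1N\sum_{j<N}\int g\cdot(T\times T)^j\bar g\,d\mu_S=\lim_N\frac1N\sum_{j<N}\int\Delta_jf_0\cdot\Delta_jf_1\,d\mu .
\]
For $f_0=f$, $f_1=\bar f$ we have $\Delta_j\bar f=\overline{\Delta_jf}$, so $\|f\|_{S,T}^4=\lim_N\frac1N\sum_{j<N}\|\Delta_jf\|_2^2$. This shows $\|\bar f\|_{S,T}=\|f\|_{S,T}\le\|f\|_\infty$. The Cauchy--Schwarz inequality in $x$ and $j$ now bounds $\|\mathbb E(g|\mathcal I)\|_2^2$ by $\|f_0\|_{S,T}^2\|f_1\|_{S,T}^2$, which proves the inequality. Homogeneity holds because $\lambda\bar\lambda\bar\lambda\lambda=|\lambda|^4$. Expanding $\|f+g\|_{S,T}^4$ into $16$ integrals and bounding each by the product of the four seminorms of its entries gives $\|f+g\|^4_{S,T}\le(\|f\|_{S,T}+\|g\|_{S,T})^4$.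
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(ii)]
Let $\mathbb E(f|\mathcal Z)=0$. For bounded $\mathcal Z$-measurable $g,g'$ we have $\mathbb E(fg|I(S))=\mathbb E(g\,\mathbb E(f|\mathcal Z)|I(S))=0$, because $I(S)\subset\mathcal Z$. Hence
\[
\int(f\otimes\bar f)(g\otimes g')\,d\mu_S=\int\mathbb E(fg|I(S))\,\mathbb E(\bar fg'|I(S))\,d\mu=0,
\]
so $\mathbb E_{\mu_S}(f\otimes\bar f|\mathcal Z\otimes\mathcal Z)=0$. By \eqref{eq:Igen}, $\mathcal I\subset\mathcal Z\otimes\mathcal Z$ modulo $\mu_S$. Therefore $\mathbb E_{\mu_S}(f\otimes\bar f|\mathcal I)=0$, that is, $\|f\|_{S,T}=0$.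

Conversely let $\|f\|_{S,T}=0$. The idea is that on a typical cube the value of $\zeta$ at $x_0$ is determined by the other three vertices, so that a correlation of $f$ with a function of $\zeta$ becomes an integral over cubes. By the Peter--Weyl theorem, the matrix coefficients $\varrho_{ab}$ of finite-dimensional continuous unitary representations $\varrho$ of $K$ span a dense subspace of $C(K)$. So the functions $\varphi_1(w_1)\varphi_2(w_2)\varrho(\Phi)_{ab}$ with $\varphi_i\in C(\widehat W_i)$ span a dense subspace of $L^2(\mathcal Z)$, and it suffices to show that $f$ times such a function has integral $0$. Put $G=\varrho\circ\Phi$. As $\mu_{S,T}=\mu_S\times_{\mathcal I}\mu_S$, an $\mathcal I$-measurable function takes the same value at $(x_0,x_1)$ and $(x_2,x_3)$ for $\mu_{S,T}$-a.e.\ point. By \eqref{eq:Igen} this applies to $w_2(x)$ and to $G(x)^*G(x')=\varrho(\Phi(x)^{-1}\Phi(x'))$. So $w_2(x_0)=w_2(x_2)$ and $G(x_0)^*G(x_1)=G(x_2)^*G(x_3)$, that is, $G(x_0)=G(x_1)G(x_3)^*G(x_2)$. Also $w_1(x_0)=w_1(x_1)$, because the $(0,1)$-marginal is $\mu_S$, and the distribution of $x_0$ is $\mu$. Hence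
\[
\int f\,\varphi_1(w_1)\varphi_2(w_2)G_{ab}\,d\mu=\sum_{c,e}\int f\otimes\bigl(\varphi_1(w_1)G_{ac}\bigr)\otimes\bigl(\varphi_2(w_2)G_{eb}\bigr)\otimes\overline{G_{ec}}\ d\mu_{S,T},
\]
and each term vanishes by Lemma~\ref{lem:CS}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(iii)]
(a)$\Rightarrow$(b). For bounded $f$, part (ii) gives $\|f-\mathbb E(f|\mathcal Z)\|_{S,T}=0$, so $f=\mathbb E(f|\mathcal Z)$. Thus $\zeta$ generates $\mathcal X$ and is an isomorphism onto $(\widehat Z,\zeta_*\mu)$, and $\zeta_*\mu$ is the unique invariant measure by Lemma~\ref{lem:Zue}.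

(b)$\Rightarrow$(c). Take a uniquely ergodic two-sided skew product with invariant measure $\widehat m$, and define $Y_i,\tau_i,\Psi$ by \eqref{eq:cover}. The maps $\tau_i$ are not assumed uniquely ergodic now. Let $\rho$ be an ergodic measure for the $\mathbb Z^2$-action on $Y_1\times Y_2$ generated by $\tau_1\times\mathrm{id}$ and $\mathrm{id}\times\tau_2$ (Lemma~\ref{lem:top}(a)). Then $\Psi_*\rho$ is invariant, so it equals $\widehat m$. The marginal $\rho_i$ of $\rho$ on $Y_i$ is $\tau_i$-ergodic, since a $\tau_i$-invariant set pulls back to a set invariant under both generators. For $q_i\in C(Y_i)$ we may replace $q_1$ in $\int q_1\otimes q_2\,d\rho$ by its $\tau_1$-averages, which converge to $\int q_1\,d\rho_1$ in $L^2(\rho_1)$. So $\rho=\rho_1\times\rho_2$, and $\Psi$ is the required factor map.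

(c)$\Rightarrow$(a). Let $\mathcal P=Y_1\times Y_2$ with $S=\mathrm{id}\times\tau_2$ and $T=\tau_1\times\mathrm{id}$. A $T$-invariant function depends only on $y_2$, and if it is also $S$-invariant it is constant; so $\mathcal P$ is ergodic and (ii) applies to it. The coordinate $y_1$ is $S$-invariant and $y_2$ is $T$-invariant. The $\sigma$-algebra $\mathcal Z$ of $\mathcal P$ contains $I(S)$ and $I(T)$, so it is the full $\sigma$-algebra, and the seminorm of $\mathcal P$ vanishes only at $0$. If $\pi\colon\mathcal P\to X$ is a factor map, Lemma~\ref{lem:cube}(a) expresses $\|f\circ\pi\|_{S,T}^4$ and $\|f\|_{S,T}^4$ through the same integrals $\int f\cdot S^i\bar f\cdot T^j\bar f\cdot S^iT^jf\,d\mu$. So $\|f\|_{S,T}=0$ implies $f\circ\pi=0$ and $f=0$; with Lemma~\ref{lem:CS}, the seminorm of $X$ is a norm.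
\end{proof}

\section{Proof of the uniformization theorem}\label{sec:unifproof}

We use the setting of Theorem~\ref{thm:unif}; apart from that, the notation of this section is independent of the rest of the paper. After removing an invariant null set, freeness, the equivariance of $\pi$ and the cocycle identity hold everywhere on $X$.

\subsection{The idea}
Take $\Gamma=\mathbb Z$, $M$ trivial, $\widehat Y$ a point, $A\subset[0,1]$ finite, and try to make the averages of $f'$ itself converge uniformly. Let $c=\int f\,d\mu$ and $\delta>0$. Cut every orbit into intervals of length of order $N$ by a measurable set of markers. For large $N$ the average of $f$ over most intervals is within $\delta$ of $c$. On the remaining intervals overwrite $f$ by repetitions of one word of length $\ell\ll N$ whose average is close to $c$. Now \emph{every} interval is good, so every window of length $L\gg N$ has average within $2\delta$ of $c$, and $f$ has changed on a small set only.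

To obtain uniform convergence this has to be repeated with $\delta_i\to0$, and for more and more test functions. The difficulty is that overwriting at stage $n+1$ must not destroy what the stages $1,\dots,n$ have achieved. Three devices handle this. First, the markers of each stage are recorded as part of the letters, and may themselves be overwritten later. The outcome of stage $i$ is then a \emph{local rule} on configurations: markers are well spaced, and the letters on each cell are good. Second, the words used for overwriting, the \emph{fillers}, must obey the old rules. Third, one needs a \emph{gluing property}: pieces that obey the rules and lie far apart can be completed to a configuration that obeys them everywhere. The gluing property is itself proved by induction. In the relative setting the rules depend on a point $y\in\widehat Y$, and fillers are needed over \emph{every} $y$; this is where uniformity of $\mathcal B$ enters. In the twisted setting all rules are $M$-invariant, so by \eqref{eq:names} they can be checked from the center of a cell.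

\subsection{Cores, cells and markers}
For $\gamma=(z,e)\in\mathbb Z^r\times E$ let $|\gamma|$ be the Euclidean norm of $z$, and call $|\gamma-\gamma'|$ the distance of $\gamma$ and $\gamma'$. Put $B(\rho)=\{\gamma\colon|\gamma|\le\rho\}$. The \emph{$\rho$-core} of $D\subset\Gamma$ is $D^{(\rho)}=\{\gamma\colon\gamma+B(\rho)\subset D\}$. The triangle inequality and the definition give:
\begin{itemize}
\item[(C1)] $D^{(\rho+\rho')}+B(\rho')\subset D^{(\rho)}$; equivalently, $D^{(\rho+\rho')}\subset(D^{(\rho)})^{(\rho')}$;
\item[(C2)] a point of $D^{(\rho)}$ and a point outside $D$ are at distance greater than $\rho$.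
\end{itemize}
Note that $Q_L\subset B(L\sqrt r)$ and that $|Q_L\setminus Q_L^{(\rho)}|/|Q_L|\to0$ as $L\to\infty$ for each $\rho$.

Let $N\ge1$. A set $\Delta\subset\Gamma$ is \emph{$N$-separated} if distinct points of $\Delta$ are at distance at least $N$, and an \emph{$N$-net} if moreover every $\gamma\in\Gamma$ is at distance less than $N$ from some point of $\Delta$. By Zorn's lemma every $N$-separated set extends to an $N$-net. For $\Delta\subset\Gamma$ and $\xi\in\Delta$ the \emph{cell} $V(\xi;\Delta)$ at scale $N$ is the set of $\gamma$ with $|\gamma-\xi|<N$ such that for all $\xi'\in\Delta\setminus\{\xi\}$ either $|\gamma-\xi'|>|\gamma-\xi|$, or equality holds and the $\mathbb Z^r$-part of $\xi$ is lexicographically smaller than that of $\xi'$. These are Voronoi cells with a rule for ties. The lexicographic order is translation invariant, so $V(\xi-\kappa;\Delta-\kappa)=V(\xi;\Delta)-\kappa$. A cell has the form $V_0\times E$, lies in $\xi+B(N)$, and depends only on $\Delta\cap(\xi+B(2N))$, because a competitor $\xi'$ with $|\gamma-\xi'|\le|\gamma-\xi|<N$ is within $2N$ of $\xi$. If $\Delta$ is an $N$-net,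 its points have distinct $\mathbb Z^r$-parts and every $\gamma$ has a nearest point at distance less than $N$, so the cells partition $\Gamma$. An \emph{$N$-cell} is a cell at scale $N$ of an $N$-net. Cells have many shapes, but they are uniformly F\o lner.

\begin{lemma}\label{lem:voronoi}
For all $\rho,\kappa>0$ there is $N_0$ such that $|V\setminus V^{(\rho)}|\le\kappa|V|$ for every $N\ge N_0$ and every $N$-cell $V$.
\end{lemma}

\begin{proof}
Translate so that the center $\xi$ of $V=V_0\times E$ has $\mathbb Z^r$-part $0$. Let $P\subset\mathbb R^r$ be the set of $v$ with $|v|\le|v-z'|$ for the $\mathbb Z^r$-parts $z'$ of all other points of the net. It is an intersection of closed half-spaces, so closed and convex. It is bounded, since every $v\in\mathbb R^r$ is within $N+\sqrt r$ of the net. It contains the closed ball $\bar B_{N/2}$ of radius $N/2$ about $0$, since $|v-z'|\ge N-|v|$. At an interior point of $P$ all the inequalities are strict, so $\mathbb Z^r\cap\operatorname{int}P\subset V_0\subset P$. Let $P_\tau=\{v\colon v+\bar B_\tau\subset P\}$ and $\theta=2\tau/N$. For $p\in P$ and $|b|\le\tau$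 we have $b/\theta\in\bar B_{N/2}\subset P$, and
\[
(1-\theta)p+b=(1-\theta)p+\theta\,\frac b\theta,\qquad p+b=(1+\theta)\Bigl(\frac1{1+\theta}\,p+\frac\theta{1+\theta}\,\frac b\theta\Bigr).
\]
By convexity, $(1-2\tau/N)P\subset P_\tau$ for $\tau\le N/2$, and $P+\bar B_\tau\subset(1+2\tau/N)P$.

Put $q=\sqrt r$. If $z\in P_{\rho+1}\cap\mathbb Z^r$, all lattice points within $\rho$ of $z$ lie in $P_1\subset\operatorname{int}P$, so $\{z\}\times E\subset V^{(\rho)}$. Hence a point of $V\setminus V^{(\rho)}$ has $\mathbb Z^r$-part $z\in P\setminus P_{\rho+1}$, and the cube $z+[0,1)^r$ lies in $(P+\bar B_q)\setminus P_{\rho+1+q}$. The number of such $z$ is at most $\operatorname{vol}(P)\bigl[(1+2q/N)^r-(1-2(\rho+1+q)/N)^r\bigr]$. Every $v\in P_{1+q}$ lies in a cube $z+[0,1)^r$ with $z\in P_1\cap\mathbb Z^r\subset V_0$, so $|V_0|\ge(1-2(1+q)/N)^r\operatorname{vol}(P)$. The ratio of the two bounds depends only on $N,\rho,r$ and tends to $0$ as $N\to\infty$.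
\end{proof}

Freeness of the action is used to place a net measurably on every orbit.

\begin{lemma}[markers]\label{lem:markers}
For each $N\ge1$ there is a Borel set $C\subset X$ such that $\{\gamma\colon\gamma x\in C\}$ is an $N$-net for every $x$.
\end{lemma}

\begin{proof}
Let $\Gamma_N=\{\gamma\ne0\colon|\gamma|<N\}$, a finite symmetric set, and let $\mathcal U$ be a countable algebra of Borel sets separating points. By freeness each $x$ lies in some $U\in\mathcal U$ that contains no $\gamma x$ with $\gamma\in\Gamma_N$. So the sets $\{x\in U\colon\gamma x\notin U\text{ for all }\gamma\in\Gamma_N\}$, $U\in\mathcal U$, cover $X$. Enumerate them as $C_1,C_2,\dots$; each satisfies $C_k\cap\gamma C_k=\emptyset$ for $\gamma\in\Gamma_N$. Put $D_1=C_1$, $D_{k+1}=D_k\cup\bigl(C_{k+1}\setminus\bigcup_{\gamma\in\Gamma_N}\gamma D_k\bigr)$ and $C=\bigcup_kD_k$. By induction $D_k\cap\gamma D_k=\emptyset$ for $\gamma\in\Gamma_N$: the part added to $D_k$ is disjoint from its own translates and from those of $D_k$, and by symmetry of $\Gamma_N$ its translates are disjoint from $D_k$. Hence $C\cap\gamma C=\emptyset$ for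 $\gamma\in\Gamma_N$, which is separation. If $x'\notin C$, take $k$ with $x'\in C_k$; then $k\ge2$ and $x'\in\gamma D_{k-1}$ for some $\gamma\in\Gamma_N$, so $(-\gamma)x'\in C$. Applied to the points $x'$ of the orbit of $x$, this is the covering property.
\end{proof}

\subsection{The rules}
Continuous functions on $\Omega$ that depend on $y$ and finitely many coordinates of $a$ are dense in $C(\Omega)$. Averaging over $M$ is a contraction onto $C(\Omega)^M$ that preserves this kind of dependence. So we can fix real functions $p_1,p_2,\ldots\in C(\Omega)^M$ with $|p_j|\le1$ whose complex span is dense in $C(\Omega)^M$, and numbers $R_1\le R_2\le\cdots$ such that $p_j(y,a)$ depends only on $y$ and $a|_{B(R_j)}$. Then $p_j(\gamma(y,a))$ depends only on $y$ and $a|_{\gamma+B(R_j)}$. Let $\delta_i=2^{-i}$. Scales $0=N_0<N_1<N_2<\cdots$ and constants $c_{i,j}\in[-1,1]$, $j\le i$, will be chosen inductively.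

\emph{Goodness.} Let $V\subset\Gamma$ be finite. A pattern $a\in A^V$ is \emph{$i$-good over $y\in\widehat Y$} if for \emph{every} extension $a^*\in A^\Gamma$ of $a$ and every $j\le i$
\[
\Bigl|\sum_{\gamma\in V}p_j\bigl(\gamma(y,a^*)\bigr)-c_{i,j}|V|\Bigr|<\delta_i|V| .
\]
Quantifying over all extensions makes goodness of a cell independent of what is written in the neighboring cells. Since $A$ is compact, the maximum of the left side over all extensions is attained and is a continuous function of $(y,a)$. So $i$-goodness is an \emph{open} condition on $(y,a)\in\widehat Y\times A^V$. It is $M$-invariant, and it is equivariant: $a$ is good on $V$ over $y$ if and only if $a(\cdot+\kappa)$ is good on $V-\kappa$ over $\kappa y$.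

\emph{Configurations of level $n$.} Let $A_n=A\times\{0,1\}^n$, with $M$ acting on the first factor. An element of $A_n^D$ is written $\omega=(a;\Delta_1,\dots,\Delta_n)$ with $a\in A^D$, the \emph{$A$-part}, and $\Delta_i\subset D$, the \emph{markers}. The \emph{rules of level $n$ at $\gamma$} for $(y,\omega)$ are, for each $1\le i\le n$:
\begin{itemize}
\item[(R1)] if $\gamma\in\Delta_i$, no other point of $\Delta_i$ is at distance less than $N_i$ from $\gamma$;
\item[(R2)] some point of $\Delta_i$ is at distance less than $N_i$ from $\gamma$;
\item[(R3)] if $\gamma\in\Delta_i$, then $a$ restricted to the cell $V(\gamma;\Delta_i)$ at scale $N_i$ is $i$-good over $y$.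
\end{itemize}
They depend only on $y$ and the restriction of $\omega$ to $\gamma+B(2N_n)$, and they are $M$-invariant and equivariant. We call $\omega\in A_n^D$ \emph{locally admissible over $y$} if the rules hold at all $\gamma\in D^{(2N_n)}$, and \emph{admissible} if moreover $D=\Gamma$. Restrictions of locally admissible configurations are locally admissible. For finite $D$ and fixed markers, local admissibility is an open condition on $(y,a)$. Finally:
\begin{itemize}
\item[(U)] if $D$ is a union of pieces at mutual distance greater than $2N_n$ and $\omega\in A_n^D$ is locally admissible over $y$ on each piece, then $\omega$ is locally admissible over $y$.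
\end{itemize}
Indeed, for $\gamma\in D^{(2N_n)}$ the ball $\gamma+B(2N_n)$ lies in $D$ and meets only the piece containing $\gamma$.

We prove by induction on $n$ the following two statements, together with a bound on the set where the labeling changes from one level to the next.
\begin{itemize}
\item[$(\mathrm{G}_n)$] \emph{Gluing.} There is $g_n>2N_n$, $g_n\geq 1$, such that for all $y\in\widehat Y$, $D\subset\Gamma$ and $\omega\in A_n^D$ locally admissible over $y$ there is $\omega^*\in A_n^\Gamma$ admissible over $y$ with $\omega^*=\omega$ on $D^{(g_n)}$.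
\item[$(\mathrm{L}_n)$] \emph{Labeling.} There is a measurable $F_n=(f_n;1_{C_1^n},\dots,1_{C_n^n})\colon X\to A_n$ such that for a.e.\ $x$ the name $\omega^n_x(\gamma)=F_n(\gamma x)\cdot\sigma(\gamma,x)$ is admissible over $\pi x$.
\end{itemize}
For $n=0$ there are no rules; take $F_0=f_0=f$ and $g_0=1$.

\subsection{The inductive step}
Assume $(\mathrm G_n)$ and $(\mathrm L_n)$. By \eqref{eq:names}, which holds for $\omega^n$ as well, the set of $x$ with admissible name is invariant; we discard its complement. Write $g=g_n$, $\delta=\delta_{n+1}$, $R=R_{n+1}$, $\theta=\theta_{f_n}$, let $a_x$ be the $A$-part of $\omega^n_x$, and define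
\[
c_j=c_{n+1,j}=\int p_j\circ\theta\,d\mu\qquad(j\le n+1).
\]
Fix $\eta>0$ with $\sqrt\eta\le\min(\delta/16,\ \varepsilon2^{-n-2})$.

\medskip\noindent\textbf{Step 1: good words on boxes.} By ergodicity and the mean ergodic theorem choose $\ell$ so large that
\[
X_\ell=\Bigl\{x\colon\Bigl|\sum_{\gamma\in Q_\ell}p_j(\gamma\,\theta x)-c_j|Q_\ell|\Bigr|<\tfrac\delta8|Q_\ell|\ \text{ for all }j\le n+1\Bigr\}
\]
has measure greater than $1-\eta$, and $|Q_\ell\setminus Q_\ell^{(2g+R)}|\le\frac\delta{32}|Q_\ell|$. Let $O$ be the set of $y\in\widehat Y$ that have a \emph{witness}: a configuration $b\in A_n^{Q_\ell}$, locally admissible over $y$, such that every $a^*\in A^\Gamma$ that agrees with the $A$-part of $b$ on $Q_\ell^{(2g)}$ satisfies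
\begin{equation}\label{eq:witness}
\Bigl|\sum_{\gamma\in Q_\ell}p_j\bigl(\gamma(y,a^*)\bigr)-c_j|Q_\ell|\Bigr|<\tfrac\delta4|Q_\ell|\qquad(j\le n+1).
\end{equation}
The margin $2g$ leaves room for gluing. A fixed $b$ is a witness for an open set of $y$, by the compactness argument used for goodness, so $O$ is open. If $x\in X_\ell$, then $b=\omega_x^n|_{Q_\ell}$ is a witness for $\pi x$. Indeed, by (C1), replacing $a_x$ by an $a^*$ that agrees with it on $Q_\ell^{(2g)}$ affects only the summands with $\gamma\notin Q_\ell^{(2g+R)}$. Each changes by at most $2$, the sum by at most $\frac\delta{16}|Q_\ell|$, and $\frac\delta8+\frac\delta{16}<\frac\delta4$. Hence $\nu(O)>1-\eta$.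

\medskip\noindent\textbf{Step 2: the new scale.} Put $\rho=\ell\sqrt r+6g+R$. We choose $N=N_{n+1}\ge g$, so $N>N_n$, such that for every $N$-cell $V$ and \emph{every} $y\in\widehat Y$
\begin{itemize}
\item[(S1)] $|V\setminus V^{(\rho)}|\le\eta|V|$;
\item[(S2)] $\#\{\gamma\in V\colon\gamma y\in O\}\ge(1-2\eta)|V|$.
\end{itemize}
Lemma~\ref{lem:voronoi} gives (S1) for large $N$. For (S2) take $\varphi\in C(\widehat Y)$ with $0\le\varphi\le1_O$ and $\int\varphi\,d\nu>1-\eta$, which is possible as $O$ is open. Since $\mathcal B$ is uniform, $\widehat Y$ is uniquely ergodic, and there is $L$ with $\operatorname{Av}_L\varphi>1-\eta$ on all of $\widehat Y$. For $\kappa\in Q_L$,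
\[
\sum_{\gamma\in V}\varphi((\gamma+\kappa)y)\le\sum_{\gamma\in V}\varphi(\gamma y)+\#\{\gamma\in V\colon\gamma+\kappa\notin V\}\le\sum_{\gamma\in V}\varphi(\gamma y)+|V\setminus V^{(L\sqrt r)}| .
\]
The average of the left side over $\kappa$ is $\sum_{\gamma\in V}\operatorname{Av}_L\varphi(\gamma y)\ge(1-\eta)|V|$. So (S2) holds once $|V\setminus V^{(L\sqrt r)}|\le\eta|V|$, which Lemma~\ref{lem:voronoi} provides for large $N$. Without uniformity of $\mathcal B$, (S2) would be available only for most $y$, and some cells could not be repaired.

\medskip\noindent\textbf{Step 3: fillers.} \emph{For every $y\in\widehat Y$ and every $N$-cell $V$ there is a configuration $\beta\in A_n^\Gamma$, admissible over $y$, such that every $a\in A^V$ that agrees with the $A$-part of $\beta$ on $V^{(6g)}$ is $(n+1)$-good over $y$.} We call $\beta$ a \emph{filler} for $(y,V)$.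

We pack $V$ with boxes that carry witnesses. By (S1) and (S2) at least $(1-3\eta)|V|$ elements $\gamma\in V^{(\rho)}$ satisfy $\gamma y\in O$. So for at least $(1-3\eta)|V|/|E|$ points $z\in\mathbb Z^r$ there is $\gamma_z=(z,e_z)\in V^{(\rho)}$ with $\gamma_zy\in O$. There are $\ell^r$ residue classes modulo $\ell$, so one of them contains a set $Z_1$ of at least $(1-3\eta)|V|/|Q_\ell|$ such points. The boxes $K_z=\gamma_z+Q_\ell=(z+\{0,\dots,\ell-1\}^r)\times E$, $z\in Z_1$, are pairwise disjoint, lie in $V^{(6g)}$ by (C1), and cover at least $(1-3\eta)|V|$ points. Let $b_z$ be a witness for $\gamma_zy$, and define $\omega$ on $D=\bigcup_zK_z^{(g)}$ by $\omega(\gamma_z+\kappa)=b_z(\kappa)$. By equivariance $\omega$ is locally admissible over $y$ on each $K_z^{(g)}$. By (C2) these sets are at mutual distance greater than $g>2N_n$, so (U) applies, and $(\mathrm G_n)$ gives $\beta$ admissible over $y$ with $\beta=\omega$ on $D^{(g)}\supset\bigcup_zK_z^{(2g)}$. Let $a^*\in A^\Gamma$ agree with the $A$-part of $\beta$ on $V^{(6g)}$, and let $j\le n+1$. Then $a^*(\cdot+\gamma_z)$ agrees with the $A$-part of $b_z$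 on $Q_\ell^{(2g)}$, and \eqref{eq:witness} for $\gamma_zy$ says that the sum of $p_j(\gamma(y,a^*))$ over $K_z$ differs from $c_j|Q_\ell|$ by less than $\frac\delta4|Q_\ell|$. At each of the at most $3\eta|V|$ other points of $V$ we have $|p_j-c_j|\le2$. The total deviation over $V$ is less than $(\frac\delta4+6\eta)|V|$, and $6\eta\le6\delta^2/256<\frac34\delta$.

\medskip\noindent\textbf{Step 4: the labeling $(\mathrm L_{n+1})$.} Let $C$ be a marker set for $N$ (Lemma~\ref{lem:markers}) and $\Delta(x)=\{\gamma\colon\gamma x\in C\}$. For $x\in C$ let $V_x=V(0;\Delta(x))$; the map $x\mapsto V_x$ is measurable with finitely many values. Since $\Delta(\xi x_0)=\Delta(x_0)-\xi$, the cell of $\xi\in\Delta(x_0)$ is $\xi+V_{\xi x_0}$. The point $0$ lies in exactly one cell of $\Delta(x_0)$, so each $x_0\in X$ equals $\kappa x$ for exactly one pair $x\in C$, $\kappa\in V_x$. Splitting $C$ according to the value of $V_x$ and using invariance of $\mu$, we get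
\begin{equation}\label{eq:tower}
\int_C\#\{\kappa\in V_x\colon\kappa x\in B\}\,d\mu(x)=\mu(B)\qquad(B\subset X\text{ measurable}).
\end{equation}
Call $x\in C$ \emph{bad} if $a_x|_{V_x}$ is not $(n+1)$-good over $\pi x$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.6cm,y=0.8cm]
\draw[dashed] (0,-0.2)--(0,2.5); \draw[dashed] (16,-0.2)--(16,2.5);
\draw[line width=3pt] (-2,2)--(3,2); \draw[line width=3pt] (13,2)--(18,2);
\draw[line width=3pt,gray] (5,2)--(11,2);
\draw[line width=3pt] (-2,1)--(2,1); \draw[line width=3pt] (14,1)--(18,1);
\draw[line width=3pt,gray] (6,1)--(10,1);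
\draw[thick,dotted] (2,1)--(6,1); \draw[thick,dotted] (10,1)--(14,1);
\node[above] at (1.5,2) {\small old name}; \node[above] at (8,2) {\small filler};
\node[left] at (-2,2) {\small input}; \node[left] at (-2,1) {\small output};
\draw (0,0)--(16,0);
\foreach \x/\t in {0/0,2/2g,3/3g,5/5g,6/6g,10/6g,11/5g,13/3g,14/2g,16/0}
  {\draw (\x,0.1)--(\x,-0.1); \node[below] at (\x,-0.15) {\small $\t$};}
\end{tikzpicture}
\caption{Repairing a bad cell $V$ (between the dashed lines) for $\Gamma=\mathbb Z$; the scale shows the distance to the complement of $V$. The gluing property receives the old name outside $V^{(3g)}$ and a filler on $V^{(5g)}$. It returns an admissible configuration that equals the old name outside $V^{(2g)}$ and the filler on $V^{(6g)}$; the dotted part is supplied by the gluing.}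
\label{fig:repair}
\end{figure}

\emph{Repair.} Let $x$ be bad, $V=V_x$, and let $\beta$ be a filler for $(\pi x,V)$. On $D=(\Gamma\setminus V^{(3g)})\cup V^{(5g)}$ take $\omega_x^n$ on the first part and $\beta$ on the second (Figure~\ref{fig:repair}). Since $V^{(5g)}\subset(V^{(3g)})^{(2g)}$, the parts are at distance greater than $2g$, and (U) applies. By $(\mathrm G_n)$ there is an admissible configuration over $\pi x$ that agrees with this one on $D^{(g)}$. Now $D^{(g)}\supset V^{(6g)}$ by (C1), and $D^{(g)}\supset\Gamma\setminus V^{(2g)}$, because a point within $g$ of $V^{(3g)}$ lies in $V^{(2g)}$, again by (C1). With Step 3 we obtain: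
\begin{itemize}
\item[$(*)$] there is $\omega'\in A_n^{V^{(2g)}}$ such that the configuration equal to $\omega'$ on $V^{(2g)}$ and to $\omega_x^n$ elsewhere is admissible over $\pi x$, and its $A$-part on $V$ is $(n+1)$-good over $\pi x$.
\end{itemize}
The choice of $\omega'$ has to be measurable in $x$. Only the finitely many rules at points within $2N_n$ of $V^{(2g)}$ involve $\omega'$; the other rules hold because $\omega_x^n$ is admissible. For fixed markers these rules and the goodness condition are open in the $A$-part of $\omega'$. So $(*)$ has a solution whose $A$-letters lie in a fixed countable dense subset of $A$. Enumerate these countably many candidates. For given $V$ and a given candidate, the set of $x$ for which it solves $(*)$ is measurable: for each of the finitely many marker patterns of $\omega_x^n$ on a finite set, it is an open condition on $\pi x$ and finitely many letters of $a_x$. Let $\omega'_x$ be the first candidate that solves $(*)$. Define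
\[
F_n^+(\kappa x)=\omega'_x(\kappa)\cdot\sigma(\kappa,x)^{-1}\quad\text{for $x$ bad and }\kappa\in V_x^{(2g)},
\]
$F_n^+=F_n$ elsewhere, and $F_{n+1}=(F_n^+;1_C)$. The factor $\sigma(\kappa,x)^{-1}$ is chosen so that the new name of $x$ equals $\omega'_x$ on $V_x^{(2g)}$.

\emph{Admissibility.} Fix $x_0$, write $V(\xi)=V(\xi;\Delta(x_0))$, and let $\omega^+$ be the name of $x_0$ under $F_n^+$. It differs from $\omega^n_{x_0}$ only on sets $V(\xi)^{(2g)}$ with $\xi x_0$ bad. By (C2), two such sets are at distance greater than $2g>4N_n$, so a ball $\gamma+B(2N_n)$ meets at most one of them. If it meets none, the rules of level $n$ hold at $\gamma$ because they hold for $\omega^n_{x_0}$. If it meets $V(\xi)^{(2g)}$, then by \eqref{eq:names} $\omega^+$ agrees on the ball with the configuration of $(*)$ for $x=\xi x_0$, translated by $\xi$ and multiplied on the right by $\sigma(\xi,x_0)$. The rules are equivariant and $M$-invariant, so they hold at $\gamma$. For $i=n+1$, (R1) and (R2) hold by the choice of $C$. For (R3), the $A$-part of $\omega^+$ on $V(\xi)$ is, up to the same translation and multiplication, the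 pattern of $(*)$ if $\xi x_0$ is bad, and the unchanged, good pattern $a_{\xi x_0}|_{V_{\xi x_0}}$ otherwise. This proves $(\mathrm L_{n+1})$.

\emph{Size of the change.} Let $x\in C$, $V=V_x$, and suppose that fewer than $\sqrt\eta\,|V|$ elements $\kappa\in V$ satisfy $\kappa x\notin X_\ell$. We show that $x$ is not bad. Let $a^*$ extend $a_x|_V$ and $j\le n+1$. Replacing $a^*$ by $a_x$ in $\sum_{\gamma\in V}p_j(\gamma(\pi x,a^*))$ affects only the terms with $\gamma\notin V^{(R)}$, so it costs at most $2\eta|V|$ by (S1). For $\gamma\in Q_\ell$ we have $|V\triangle(V+\gamma)|=2|(V+\gamma)\setminus V|\le2|V\setminus V^{(\ell\sqrt r)}|\le2\eta|V|$, so $\sum_{\kappa\in V}p_j(\kappa\,\theta x)$ differs by at most $2\eta|V|$ from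
\[
\frac1{|Q_\ell|}\sum_{\gamma\in Q_\ell}\sum_{\kappa\in V}p_j\bigl((\kappa+\gamma)\theta x\bigr)=\sum_{\kappa\in V}\frac1{|Q_\ell|}\sum_{\gamma\in Q_\ell}p_j\bigl(\gamma\,\theta(\kappa x)\bigr).
\]
The inner average is within $\frac\delta8$ of $c_j$ if $\kappa x\in X_\ell$ and within $2$ in any case. The total deviation from $c_j|V|$ is at most $(4\eta+\frac\delta8+2\sqrt\eta)|V|\le(\frac\delta8+6\sqrt\eta)|V|\le\frac\delta2|V|$, so $x$ is not bad. Thus a bad $x$ has $|V_x|\le\eta^{-1/2}\#\{\kappa\in V_x\colon\kappa x\notin X_\ell\}$, and \eqref{eq:tower}, applied twice, gives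
\begin{equation}\label{eq:size}
\mu(F_n^+\ne F_n)\le\int_{\{x\text{ bad}\}}|V_x|\,d\mu\le\eta^{-1/2}\mu(X\setminus X_\ell)\le\sqrt\eta\le\varepsilon2^{-n-2}.
\end{equation}

\medskip\noindent\textbf{Step 5: gluing $(\mathrm G_{n+1})$ with $g_{n+1}=6N$.} Let $\omega=(a;\Delta_1,\dots,\Delta_{n+1})\in A_{n+1}^D$ be locally admissible over $y$, so that all rules hold on $D^{(2N)}$. We extend the top markers to a net, keep $\omega$ on the cells deep inside $D$, put fillers in all other cells, and glue at level $n$.

By (R1), $\Delta^0=\Delta_{n+1}\cap D^{(2N)}$ is $N$-separated. Extend it to an $N$-net $\Delta^*$. We claim that $\Delta^*=\Delta_{n+1}$ on $D^{(3N)}$. One inclusion holds because $\Delta_{n+1}\cap D^{(3N)}\subset\Delta^0$. If $\gamma\in\Delta^*\cap D^{(3N)}$, rule (R2) gives $\xi\in\Delta_{n+1}$ with $|\xi-\gamma|<N$; then $\xi\in D^{(2N)}$ by (C1), so $\xi\in\Delta^0\subset\Delta^*$, and $\gamma=\xi$ by separation.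

Let $\Delta^{\mathrm{old}}=\Delta^*\cap D^{(5N)}$ and write $V(\xi)=V(\xi;\Delta^*)$. For $\xi\in\Delta^{\mathrm{old}}$ we have $\xi+B(2N)\subset D^{(3N)}$, so $V(\xi)=V(\xi;\Delta_{n+1})$. This cell lies in $D^{(4N)}$, and $a$ is $(n+1)$-good on it by (R3). Put $U=\bigcup_{\xi\in\Delta^{\mathrm{old}}}V(\xi)$. Since $g\le N$, $U+B(g)\subset D^{(3N)}$. For $\xi\in\Delta^*\setminus\Delta^{\mathrm{old}}$ let $\beta_\xi$ be a filler for $(y,V(\xi))$. On
\[
D'=(U+B(g))\ \cup\bigcup_{\xi\in\Delta^*\setminus\Delta^{\mathrm{old}}}V(\xi)^{(5g)}
\]
take $(a;\Delta_1,\dots,\Delta_n)$ on the first set and $\beta_\xi$ on $V(\xi)^{(5g)}$. By (C2), $V(\xi)^{(5g)}$ is at distance greater than $5g$ from all other cells, hence greater than $4g$ from $U+B(g)$. Each piece is locally admissible at level $n$, the first because the rules of level $n$ hold for $\omega$ at all points of $D^{(2N)}$. By (U) and $(\mathrm G_n)$ there is $\omega^*\in A_n^\Gamma$, admissible over $y$, that agrees with this configuration on $D'^{(g)}$, and $D'^{(g)}$ contains $U$ and the sets $V(\xi)^{(6g)}$, $\xi\notin\Delta^{\mathrm{old}}$. The configuration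 $(\omega^*;\Delta^*)$ is admissible at level $n+1$: (R1) and (R2) hold as $\Delta^*$ is a net, the cells with $\xi\in\Delta^{\mathrm{old}}$ carry the letters of $a$ and are good, and the others are good by Step 3. Finally let $\gamma\in D^{(6N)}$ and $\gamma\in V(\xi)$. Then $|\gamma-\xi|<N$, so $\xi\in D^{(5N)}$ and $\gamma\in U$, where $\omega^*$ agrees with the level $n$ part of $\omega$; and $\Delta^*=\Delta_{n+1}$ on $D^{(6N)}\subset D^{(3N)}$. So $(\omega^*;\Delta^*)=\omega$ on $D^{(6N)}$. This completes the induction.

\subsection{The limit}
By \eqref{eq:size}, $\sum_{n\ge0}\mu(F_n^+\ne F_n)\le\varepsilon/2$. By the Borel--Cantelli lemma and countability of $\Gamma$, for a.e.\ $x$ the values $f_n(\gamma x)$ and $1_{C_i^n}(\gamma x)$ are eventually constant in $n$ for each $\gamma$ and $i$. Let $f'$ and $1_{C_i'}$ be the limits; then $\mu(f'\ne f)\le\varepsilon/2<\varepsilon$. The rules with index $i$ at $\gamma$ involve only the letters and the $i$-th markers on the finite set $\gamma+B(2N_i)$, and they hold at every level $n\ge i$. So they hold in the limit: for a.e.\ $x$ and every $i$, the set $\{\gamma\colon\gamma x\in C_i'\}$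 is an $N_i$-net, and the twisted name of $x$ under $f'$ is $i$-good over $\pi x$ on each of its cells.

Fix $j\le i$ and split $\sum_{\gamma\in Q_L}\bigl(p_j(\gamma\,\theta_{f'}x)-c_{i,j}\bigr)$ according to these cells. A cell $V\subset Q_L$ contributes less than $\delta_i|V|$ in absolute value. A cell that meets $Q_L$ without being contained in it has diameter less than $2N_i$, so by (C2) it meets $Q_L$ only in $Q_L\setminus Q_L^{(2N_i)}$, where each term is at most $2$. Hence
\[
\|\operatorname{Av}_L(p_j\circ\theta_{f'})-c_{i,j}\|_\infty\le\delta_i+2\,|Q_L\setminus Q_L^{(2N_i)}|/|Q_L|\le2\delta_i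
\]
for large $L$. Integrating gives $|\int p_j\circ\theta_{f'}\,d\mu-c_{i,j}|\le2\delta_i$, so $\|\operatorname{Av}_L(p_j\circ\theta_{f'})-\int p_j\circ\theta_{f'}\,d\mu\|_\infty\le4\delta_i$ for large $L$. As $i\ge j$ is arbitrary, every $p_j\circ\theta_{f'}$ is uniform. These functions span a dense subspace of $\mathcal A_{f'}$, and uniform functions form a closed subspace, so $\mathcal A_{f'}$ is a uniform algebra. This proves Theorem~\ref{thm:unif}. \hfill$\square$

\begin{thebibliography}{1}
\bibitem{DS} Sebasti\'an Donoso and Wenbo Sun, \emph{A pointwise cubic average for two commuting transformations}, arXiv:1410.4887 (2014).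
\end{thebibliography}
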